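\title{Topologically outer actions of locally compact groups on factors: the relative commutant of the crossed product}

\begin{abstract}
Let $\alpha$ be a continuous action of a locally compact group $G$ on a factor $M$ such that no $\alpha_g$ with $g\neq 1$ is approximately inner. We prove that $M'\cap(M\rtimes_\alpha G)=\mathbb C$, with no assumption of separability, semifiniteness or fullness. The same conclusion holds for every outer action such that the elements of $G$ acting by approximately inner automorphisms form a discrete subgroup. The proof attaches to the action a closed subgroup $K$ of $G\times\mathbb R$ and shows that it is trivial. Its main tool is a way to turn a family of approximate intertwiners into a single bounded one, by convexity, random sums and truncation.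
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $G$ be a locally compact group with left Haar measure and let $M$ be a factor acting faithfully and normally on a Hilbert space $\mathcal H$. The group $\operatorname{Aut}(M)$ carries the topology of pointwise norm convergence on the predual $M_*$: a net $\theta_i$ converges to $\theta$ if $\|\varphi\circ\theta_i-\varphi\circ\theta\|\to0$ for every $\varphi\in M_*$. An action $\alpha:G\curvearrowright M$ is \emph{continuous} if $g\mapsto\alpha_g$ is continuous for this topology. The \emph{crossed product} $M\rtimes_\alpha G$ is the von Neumann algebra on $L^2(G,\mathcal H)=\mathcal H\otimes L^2(G)$ generated by the operators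
\[
(\pi(x)\xi)(h)=\alpha_h^{-1}(x)\,\xi(h)\quad(x\in M),\qquad (u_g\xi)(h)=\xi(g^{-1}h)\quad(g\in G).
\]
They satisfy $u_g\pi(x)u_g^*=\pi(\alpha_g(x))$, and $M$ is identified with $\pi(M)$. All these operators commute with $M'\otimes1$, so $M\rtimes_\alpha G\subset M\bar\otimes B(L^2(G))$.

The relative commutant $M'\cap(M\rtimes_\alpha G)$ measures how far the unitaries $u_g$ are from being absorbed by $M$. If $\alpha_g=\operatorname{Ad}u$ for a unitary $u\in M$ and some $g\ne1$, then $\pi(u)^*u_g$ commutes with $\pi(M)$, and it is not a scalar, because $\pi(u)$ commutes with the multiplication operators $1\otimes L^\infty(G)$ and $u_g$ does not. So a trivial relative commutant forces $\alpha$ to be \emph{outer}: $\alpha_g\notin\operatorname{Inn}(M)$ for $g\neq1$, where $\operatorname{Inn}(M)$ is the group of inner automorphisms. On the other hand, a trivial relative commutant is a strong property; for instance, every von Neumann algebra between $M$ and $M\rtimes_\alpha G$ is then a factor, since its center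 commutes with $M$.

For discrete $G$, outerness is also sufficient, by a two-line computation with matrix entries that we recall in Section~\ref{sec:models}. For nondiscrete $G$, points have measure zero and matrix entries intertwine the automorphisms only approximately. This suggests replacing $\operatorname{Inn}(M)$ by its closure $\overline{\operatorname{Inn}}(M)$ in $\operatorname{Aut}(M)$, the group of \emph{approximately inner} automorphisms. The action is \emph{topologically outer} if $\alpha_g\notin\overline{\operatorname{Inn}}(M)$ for all $g\ne1$. For a full factor, that is, one for which $\operatorname{Inn}(M)$ is closed, outer and topologically outer mean the same. By a result of Marrakchi and Vaes, $M'\cap(M\rtimes_\alpha G)=\mathbb C$ for every outer action on a full factor with separable predual, while for factors that are not full, outerness alone does not imply this. We answer the following question from \cite{Morando}.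

\begin{quote}
\emph{Let $\alpha:G\curvearrowright M$ be a continuous topologically outer action of a locally compact group on a factor. Is $M'\cap(M\rtimes_\alpha G)=\mathbb C$?}
\end{quote}

The answer is yes. Put
\[
H_\alpha=\{g\in G:\alpha_g\in\overline{\operatorname{Inn}}(M)\},\qquad \mathcal R_0=\pi(M)'\cap\bigl(M\bar\otimes B(L^2(G))\bigr).
\]
Then $H_\alpha$ is a closed normal subgroup of $G$, as the preimage of the closed normal subgroup $\overline{\operatorname{Inn}}(M)$, and $\mathcal R_0$ contains both $M'\cap(M\rtimes_\alpha G)$ and $1\otimes L^\infty(G)$.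

\begin{theorem}\label{thm:main}
Let $\alpha:G\curvearrowright M$ be a continuous action of a locally compact group on a factor. If $H_\alpha=\{1\}$, then $\mathcal R_0=1\otimes L^\infty(G)$ and $M'\cap(M\rtimes_\alpha G)=\mathbb C$.
\end{theorem}

\begin{theorem}\label{thm:discrete}
The conclusions of Theorem~\ref{thm:main} hold as soon as $\alpha$ is outer and $H_\alpha$ is a discrete subgroup of $G$.
\end{theorem}

\begin{theorem}\label{thm:finite}
Let $M$ be a finite factor and let $\alpha:G\curvearrowright M$ be any continuous action. Then $\mathcal R_0$, and in particular $M'\cap(M\rtimes_\alpha G)$, commutes with $1\otimes L^\infty(H_\alpha\backslash G)$, where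
\[
L^\infty(H_\alpha\backslash G)=\{\phi\in L^\infty(G):\phi(h\,\cdot)=\phi\text{ for all }h\in H_\alpha\}.
\]
\end{theorem}

Theorem~\ref{thm:main} is the case $H_\alpha=\{1\}$ of Theorem~\ref{thm:discrete}, because inner automorphisms are approximately inner. No separability, semifiniteness or fullness is assumed in these two theorems.

The proof runs as follows. After a reduction to $\sigma$-compact $G$ and $\sigma$-finite $M$ (Section~\ref{sec:reductions}), we replace $\mathcal R_0$ by an algebra $\mathcal R$ over the group $L=G\times\mathbb R$, whose elements commute with $\pi(M)$ and also with certain modular operators. It contains $L^\infty(L)$ as a maximal abelian subalgebra, and its center is $L^\infty(K\backslash L)$ for a closed subgroup $K\subset L$ (Section~\ref{sec:R}). The theorems reduce to two statements about $K$. First, if $(g,0)\in K$, then $\alpha_g$ is approximately inner (Sections~\ref{sec:criterion} and~\ref{sec:A}). Second, if $\alpha$ is outer and $K\cap(G\times\{0\})$ is discrete,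 then $K$ is trivial (Section~\ref{sec:B}). Theorem~\ref{thm:finite} needs only the first statement.

\section{Two model computations}\label{sec:models}

\subsection{Discrete groups}

The basic fact is that an exact intertwiner in a factor is a multiple of a unitary.

\begin{lemma}\label{lem:intertwiner}
Let $M$ be a factor, $\theta\in\operatorname{Aut}(M)$ and $n\in M$ with $ny=\theta(y)n$ for all $y\in M$. If $n\ne0$, then $\theta$ is inner.
\end{lemma}

\begin{proof}
Taking adjoints gives $yn^*=n^*\theta(y)$. Hence $n^*ny=n^*\theta(y)n=yn^*n$ and $nn^*\theta(y)=nyn^*=\theta(y)nn^*$. So $n^*n$ and $nn^*$ are central, and both equal the scalar $\|n\|^2$. Then $u=n/\|n\|$ is unitary and $\theta=\operatorname{Ad}u$.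
\end{proof}

Let $G$ be discrete and $\alpha$ outer. An operator $x\in\mathcal R_0$ is a matrix $(x_{h,k})_{h,k\in G}$ with entries in $M$, and $x\pi(y)=\pi(y)x$ reads $x_{h,k}\,\alpha_k^{-1}(y)=\alpha_h^{-1}(y)\,x_{h,k}$, that is, $x_{h,k}\,y=\alpha_{h^{-1}k}(y)\,x_{h,k}$ for all $y\in M$. By Lemma~\ref{lem:intertwiner}, $x_{h,k}=0$ for $h\ne k$, and $x_{h,h}$ is central, hence scalar. So $\mathcal R_0=1\otimes\ell^\infty(G)$.

For a general group, one replaces the point masses by unit vectors $k,k'\in L^2(G)$ concentrated near $1$ and near $g$. The coefficient $b\in M$ of $x$ with respect to $k'$ and $k$ satisfies $by\approx\alpha_g^{-1}(y)b$ whenever $h\mapsto\alpha_h(y)$ is norm continuous, and one hopes to conclude that $\alpha_g$ is approximately inner. There are three difficulties.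

\begin{enumerate}
\item The error is small compared with $\|x\|$, but $b$ itself may be just as small. What survives is a whole family $(b_j)$ of coefficients with $\sum_jb_j^*b_j=1$ whose errors are small in $\ell^2$-sum.
\item Approximate innerness of $\theta$ asks for unitaries that move \emph{functionals}: $\varphi\circ\operatorname{Ad}u^*\approx\varphi\circ\theta^{-1}$ in norm. If $M$ has a trace $\tau$ and $\varphi=\tau(d\,\cdot)$, this means $\|udu^*-\theta(d)\|_1\approx0$, so it is a statement about elements. Without a trace, the coefficients must be made to intertwine states, and commutation with $\pi(M)$ does not provide this. The algebra $\mathcal R$ is designed for this purpose.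
\item Passing to $\mathcal R$ adds a variable $p\in\mathbb R$, and one has to show that $\mathcal R$ does not connect different values of $p$.
\end{enumerate}

\subsection{From a family to one bounded intertwiner}\label{subsec:random}

We show how the first difficulty is resolved in the simplest setting. Let $M$ be a finite factor with trace $\tau$ and $\|x\|_2=\tau(x^*x)^{1/2}$, let $\theta\in\operatorname{Aut}(M)$, let $F\subset M$ be a finite set of self-adjoint elements, and let $b_1,\dots,b_m\in M$ satisfy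
\[
\sum_jb_j^*b_j=1,\qquad\sum_{y\in F}\sum_j\|b_jy-\theta(y)b_j\|_2^2\le\varepsilon^2 .
\]
We want a single $a$ whose operator norm is bounded above, whose $2$-norm is bounded below, both by absolute constants, and with $ay\approx\theta(y)a$. Since $\sum_j\|b_j\|_2^2=1$, some $b_j$ has error at most $\varepsilon\|b_j\|_2$, but $b_j/\|b_j\|_2$ may have a huge operator norm: for the family $n^{-1/2}e_{jk}$, $1\le j,k\le n$, of normalized matrix units in $M_n(\mathbb C)$, this norm is $\sqrt n$.

Take instead a random sum $a_\omega=\sum_j\omega_jb_j$, where $\omega$ is distributed according to the Haar probability measure of the torus $\mathbb T^m$; write $\mathbb E$ for the expectation. Distinct characters $\gamma$ of $\mathbb T^m$ are orthonormal, so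
\begin{equation}\label{eq:characters}
\mathbb E\Bigl\|\sum_\gamma\gamma(\omega)\xi_\gamma\Bigr\|^2=\sum_\gamma\|\xi_\gamma\|^2
\end{equation}
for finitely many vectors $\xi_\gamma$ in a Hilbert space. Thus $\mathbb E\|a_\omega\|_2^2=1$ and $\mathbb E\sum_{y\in F}\|a_\omega y-\theta(y)a_\omega\|_2^2\le\varepsilon^2$. Assume moreover that $\sum_jb_jb_j^*=1$. In $a_\omega^*a_\omega=\sum_{j,k}\bar\omega_j\omega_kb_j^*b_k$ the characters $\bar\omega_j\omega_k$, $j\ne k$, are distinct and nontrivial, so
\[
\mathbb E\|a_\omega^*a_\omega\|_2^2=\Bigl\|\sum_jb_j^*b_j\Bigr\|_2^2+\sum_{j\ne k}\|b_j^*b_k\|_2^2\le1+\sum_k\tau\Bigl(b_k^*\sum_jb_jb_j^*\,b_k\Bigr)=2 .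
\]
Therefore $\|a_\omega\|_2^2-\frac14\|a_\omega^*a_\omega\|_2^2-\frac1{4\varepsilon^2}\sum_y\|a_\omega y-\theta(y)a_\omega\|_2^2$ has expectation at least $\frac14$, and some $a=a_\omega$ satisfies
\[
\|a\|_2^2\ge\tfrac14,\qquad\tau(|a|^4)\le4\|a\|_2^2,\qquad\|ay-\theta(y)a\|_2\le2\varepsilon\|a\|_2\quad(y\in F).
\]
Also $\|a\|_2\le2$, because $\|a\|_2^4\le\tau(|a|^4)$. The fourth moment bound says that $a$ is spread out: $\tau\bigl(|a|^21_{(4,\infty)}(|a|)\bigr)\le\frac1{16}\tau(|a|^4)\le\frac14\|a\|_2^2$. If $a=v|a|$ is the polar decomposition, the truncation $a'=v\min(|a|,4)$ has $\|a'\|\le4$ and $\|a'\|_2^2\ge\frac3{16}$, and truncation does not increase the error (Lemma~\ref{lem:truncation} below), so $\|a'y-\theta(y)a'\|_2\le4\varepsilon$.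

Some control of $\sum_jb_jb_j^*$ is needed. For $b_j=e_{1j}\in M_n(\mathbb C)$ we have $\sum_jb_j^*b_j=1$ and $\sum_jb_jb_j^*=ne_{11}$; every $a_\omega$ has rank one, so its truncation at level $N$ has $\|\cdot\|_2^2\le N^2/n$. In the proof, the control comes from a convexity argument: the state $y\mapsto\sum_j\tau(b_j^*yb_j)=\tau(y\sum_jb_jb_j^*)$ can be made weakly close to $\tau$, and then, by taking convex combinations of families, close in norm.

\section{Preliminaries}\label{sec:prelim}

\subsection{Conventions}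

Inner products are linear in the first variable. The modular function of $G$ is normalized by $\int F(hs)\,dh=\Delta_G(s)^{-1}\int F(h)\,dh$. Functions in $L^\infty(G)$ are identified if they agree locally almost everywhere, and they are viewed as multiplication operators; we often write $\phi$ for $1\otimes\phi$ and $1_B$ for the indicator function of a set $B$.

\emph{The predual.} For $a,b\in M$, $\varphi\in M_*$ and $\theta\in\operatorname{Aut}(M)$ put
\[
(a\varphi b)(y)=\varphi(bya),\qquad\varphi^*(y)=\overline{\varphi(y^*)},\qquad\theta(\varphi)=\varphi\circ\theta^{-1}.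
\]
This makes $M_*$ a bimodule with $\|a\varphi b\|\le\|a\|\|\varphi\|\|b\|$, $(a\varphi b)^*=b^*\varphi^*a^*$, $\theta(a\varphi b)=\theta(a)\theta(\varphi)\theta(b)$ and $(\operatorname{Ad}u)(\varphi)=u\varphi u^*$. Since $\|\varphi\theta_i^{-1}-\varphi\theta^{-1}\|=\|(\varphi\theta^{-1})\theta-(\varphi\theta^{-1})\theta_i\|$, we have $\theta\in\overline{\operatorname{Inn}}(M)$ if and only if there is a net of unitaries $u_i$ with $\|u_i\varphi u_i^*-\theta(\varphi)\|\to0$ for all $\varphi$ in a set with dense linear span in $M_*$. For $\varphi\in M_*^+$ the Cauchy--Schwarz inequality gives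
\begin{equation}\label{eq:CS}
\|x\varphi\|^2\le\varphi(1)\varphi(x^*x),\qquad\|\varphi x\|^2\le\varphi(1)\varphi(xx^*),\qquad\varphi(x^*x)=(x\varphi)(x^*)\le\|x\|\,\|x\varphi\| .
\end{equation}

\emph{Projections.} A von Neumann algebra is \emph{$\sigma$-finite} if it has a faithful normal state, and a projection $q$ is $\sigma$-finite if $qMq$ is. We use the following textbook facts. For projections $e,f$ in a von Neumann algebra there is a central projection $z$ with $ze\precsim zf$ and $(1-z)f\precsim(1-z)e$ (comparison theorem); $e\precsim f\precsim e$ implies $e\sim f$; the supremum of two finite projections is finite. In a factor, an infinite projection $q$ is a sum $q'+q''$ with $q'\sim q''\sim q$. A finite factor has a unique tracial state, which is faithful and normal, and projections of equal trace are equivalent. In a $\sigma$-finite factor any two infinite projections are equivalent.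

\emph{Tensor products and slices.} We have $(M\bar\otimes N)'=M'\bar\otimes N'$. For $k$ in a Hilbert space $\mathcal K$, let $1\otimes k:\mathcal H\to\mathcal H\otimes\mathcal K$ be $\xi\mapsto\xi\otimes k$. The \emph{slices} of $x\in B(\mathcal H\otimes\mathcal K)$ are the operators $(1\otimes k')^*x(1\otimes k)\in B(\mathcal H)$. If all slices vanish, then $x=0$. A slice of $(a\otimes1)x(b\otimes1)$ is $a$ times the slice of $x$ times $b$. In particular, slices of elements of $M\bar\otimes B(\mathcal K)=(M'\otimes1)'$ lie in $M$.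

\emph{Unbounded operators.} Let $D_1,D_2$ be positive nonsingular self-adjoint operators and let $x$ be bounded. Then
\begin{equation}\label{eq:stone}
xD_1^{it}=D_2^{it}x\text{ for all }t\in\mathbb R\quad\Longrightarrow\quad xD_1^{1/2}\subset D_2^{1/2}x .
\end{equation}
Indeed, $\left(\begin{smallmatrix}0&0\\x&0\end{smallmatrix}\right)$ commutes with $(D_1\oplus D_2)^{it}$, hence with the bounded Borel functions of $D_1\oplus D_2$; apply this to $\min(\cdot,n)^{1/2}$ and let $n\to\infty$.

\subsection{Standard form and relative modular operators}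

We use Haagerup's standard form $(M,L^2(M),J,L^2(M)_+)$. Here $M$ acts on $L^2(M)$, $J$ is an antiunitary involution with $JMJ=M'$, and $L^2(M)_+$ is a closed convex cone that spans $L^2(M)$ and is fixed pointwise by $J$. The map that sends a vector to its vector functional is a bijection from $L^2(M)_+$ onto $M_*^+$; its inverse $\varphi\mapsto\varphi^{1/2}$ satisfies $\|\varphi^{1/2}-\chi^{1/2}\|^2\le\|\varphi-\chi\|$. Put $\xi y=Jy^*J\xi$. This right action commutes with the left action, the adjoint of $\xi\mapsto\xi y$ is $\xi\mapsto\xi y^*$, $J(y\xi)=(J\xi)y^*$, and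
\[
\|y\varphi^{1/2}\|^2=\varphi(y^*y),\qquad\|\varphi^{1/2}y\|^2=\varphi(yy^*).
\]
If $\psi$ is faithful, $M\psi^{1/2}$ and $\psi^{1/2}M$ are dense. In that case
\begin{equation}\label{eq:dominated}
\text{the functionals $\varphi$ with $0\le\varphi\le C\psi$ for some $C>0$ are norm dense in $M_*^+$,}
\end{equation}
since $\|y\psi^{1/2}c\|^2\le\|c\|^2\psi(y^*y)$ shows that the vector functional of $\psi^{1/2}c$ is at most $\|c\|^2\psi$.

Each $\alpha_h$ has a canonical implementation, the unique unitary $v_h$ with $v_hyv_h^*=\alpha_h(y)$, $v_hJ=Jv_h$ and $v_hL^2(M)_+=L^2(M)_+$. It satisfies $v_{gh}=v_gv_h$, $v_h(\xi y)=(v_h\xi)\alpha_h(y)$ and $v_h\varphi^{1/2}=\alpha_h(\varphi)^{1/2}$, and $h\mapsto v_h$ is strongly continuous by the inequality above. We write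
\[
\varphi_h=\varphi\circ\alpha_h,\qquad\text{so that}\qquad\varphi_h^{1/2}=v_h^*\varphi^{1/2},\qquad\varphi_{gh}=\varphi\circ\alpha_g\circ\alpha_h .
\]

For faithful $\varphi,\chi\in M_*^+$, the \emph{relative modular operator} $\Delta_{\varphi,\chi}$ is the positive nonsingular self-adjoint operator such that $M\chi^{1/2}$ is a core of $\Delta_{\varphi,\chi}^{1/2}$ and
\begin{equation}\label{eq:Delta}
\Delta_{\varphi,\chi}^{1/2}\,y\chi^{1/2}=\varphi^{1/2}y\qquad(y\in M).
\end{equation}
Let $\Delta_\chi=\Delta_{\chi,\chi}$, let $\sigma^\chi$ be the modular group and $[D\varphi:D\chi]_t\in M$ the unitary cocycle derivative. We use the following facts from \cite{Takesaki}: $\Delta_{c\varphi,\chi}=c\Delta_{\varphi,\chi}$ for $c>0$, and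
\begin{gather*}
\Delta_{\varphi,\chi}^{it}=[D\varphi:D\chi]_t\Delta_\chi^{it},\qquad J\Delta_{\varphi,\chi}^{it}J=\Delta_{\chi,\varphi}^{it},\qquad v_h\Delta_{\varphi,\chi}v_h^*=\Delta_{\varphi\alpha_h^{-1},\chi\alpha_h^{-1}},\\
\Delta_{\varphi,\chi}^{it}\,y\,\Delta_{\varphi,\chi}^{-it}=\sigma_t^\varphi(y),\qquad\Delta_{\varphi,\chi}^{it}JyJ\Delta_{\varphi,\chi}^{-it}=J\sigma_t^\chi(y)J,\\
[D\varphi\theta:D\chi\theta]_t=\theta^{-1}([D\varphi:D\chi]_t),\qquad\sigma_t^{\varphi\theta}=\theta^{-1}\sigma_t^\varphi\theta .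
\end{gather*}
The chain rule $[D\varphi':D\chi]_t=[D\varphi':D\varphi]_t[D\varphi:D\chi]_t$ and the first formula give the second identity below; conjugating it by $J$ gives the first:
\begin{equation}\label{eq:chain}
\Delta_{\varphi,\chi'}^{it}=J[D\chi':D\chi]_tJ\,\Delta_{\varphi,\chi}^{it},\qquad\Delta_{\varphi',\chi}^{it}=[D\varphi':D\varphi]_t\,\Delta_{\varphi,\chi}^{it}.
\end{equation}
All these formulas can be remembered from the case $M=M_n(\mathbb C)$, where $L^2(M)$ is the space of Hilbert--Schmidt matrices, $J\xi=\xi^*$, $\varphi=\operatorname{Tr}(d_\varphi\,\cdot)$, $\varphi^{1/2}=d_\varphi^{1/2}$, $\Delta_{\varphi,\chi}\xi=d_\varphi\xi d_\chi^{-1}$ and $[D\varphi:D\chi]_t=d_\varphi^{it}d_\chi^{-it}$.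

\subsection{Fields of operators}

The spaces $L^2(M)$ and $L^2(G)$ need not be separable, so we avoid direct integral theory and use only continuous fields. Let $Y$ be a $\sigma$-compact locally compact space with a Radon measure of full support, and let $\mathcal H$ be a Hilbert space. Then $L^2(Y,\mathcal H)=\mathcal H\otimes L^2(Y)$ consists of classes of square integrable Bochner measurable functions, and $L^\infty(Y)$ is maximal abelian in $B(L^2(Y))$. A continuous map from $Y$ to $\mathcal H$ has separable range, hence is Bochner measurable. So a bounded strongly continuous field $y\mapsto T_y\in B(\mathcal H)$ maps simple functions, and then all Bochner measurable functions, to Bochner measurable functions, and it defines an operator $(T_y)_y$ on $L^2(Y,\mathcal H)$. If this operator is $0$, then $T_y=0$ for every $y$, since the continuous functions $\langle T_y\xi,\eta\rangle$ vanish almost everywhere. If all $T_y$ lie in a von Neumann algebra $N$, then $(T_y)_y$ commutes with $N'\otimes1$ and $1\otimes L^\infty(Y)$,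 so it lies in $N\bar\otimes L^\infty(Y)$.

\begin{lemma}\label{lem:fields}
For $y\in Y$ let $D(y)$ be a positive nonsingular self-adjoint operator on $\mathcal H$. Let $\mathcal C$ be a common core of the operators $D(y)^{1/2}$ such that $y\mapsto D(y)^{1/2}\zeta$ is continuous for $\zeta\in\mathcal C$. Then $y\mapsto f(D(y))$ is strongly continuous for every $f\in C_b((0,\infty))$, and there is a unique positive nonsingular self-adjoint operator $D$ on $L^2(Y,\mathcal H)$ with $f(D)=(f(D(y)))_y$ for all such $f$. A vector $\eta$ lies in $\operatorname{dom}D^{1/2}$ if and only if $\eta(y)\in\operatorname{dom}D(y)^{1/2}$ for almost every $y$ and $\int\|D(y)^{1/2}\eta(y)\|^2dy<\infty$, and then $(D^{1/2}\eta)(y)=D(y)^{1/2}\eta(y)$ almost everywhere.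
\end{lemma}

\begin{proof}
Let $y_i\to y$, $T_i=D(y_i)^{1/2}$, $T=D(y)^{1/2}$. For $\zeta\in\mathcal C$ and $z=\pm\sqrt{-1}$,
\[
\bigl((T_i+z)^{-1}-(T+z)^{-1}\bigr)(T+z)\zeta=(T_i+z)^{-1}(T-T_i)\zeta\to0,
\]
and $(T+z)\mathcal C$ is dense. So the resolvents converge strongly, and by the Stone--Weierstrass theorem $g(T_i)\to g(T)$ strongly for $g\in C_0(\mathbb R)$. Hence $g(D(y_i))\to g(D(y))$ strongly for $g\in C_c((0,\infty))$. Let $f\in C_b((0,\infty))$. For $g\in C_c((0,\infty))$,
\[
f(D(y_i))\,g(D(y))\xi=(fg)(D(y_i))\xi+o(1)\to f(D(y))\,g(D(y))\xi,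
\]
and the vectors $g(D(y))\xi$ are dense because $D(y)$ is nonsingular. So $f(D(y_i))\to f(D(y))$ strongly.

The map $\Phi(f)=(f(D(y)))_y$ is a $*$-homomorphism, and by dominated convergence $\Phi(f_n)\to\Phi(f)$ strongly if $f_n\to f$ pointwise and boundedly. Taking $f_n\in C_c((0,\infty))$ with $f_n\uparrow1$, we see that $\Phi|_{C_0((0,\infty))}$ is nondegenerate, so it is given by a spectral measure on $(0,\infty)$, that is, by a positive nonsingular $D$; and $f(D)=\lim(ff_n)(D)=\lim\Phi(ff_n)=\Phi(f)$ for $f\in C_b((0,\infty))$. Finally, $\eta\in\operatorname{dom}D^{1/2}$ if and only if $\sup_n\int\|\min(D(y),n)^{1/2}\eta(y)\|^2dy<\infty$, and monotone convergence gives the description of the domain. For such $\eta$, $\min(D,n)^{1/2}\eta\to D^{1/2}\eta$ in norm, hence almost everywhere along a subsequence, while the fibers converge to $D(y)^{1/2}\eta(y)$.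
\end{proof}

We apply the lemma to fields of the form $e^{-p(y)}\Delta_{\chi_{j(y)},\chi}$, with $\chi$ faithful and $j:Y\to G$, $p:Y\to\mathbb R$ continuous. On the core $M\chi^{1/2}$, the square root sends $x\chi^{1/2}$ to $e^{-p(y)/2}(v_{j(y)}^*\chi^{1/2})x$, which is continuous in $y$. In particular $h\mapsto\Delta_{\chi_h,\chi}^{it}$ and $h\mapsto[D\chi_h:D\chi]_t=\Delta_{\chi_h,\chi}^{it}\Delta_\chi^{-it}$ are strongly continuous on a $\sigma$-compact group $G$.

The next lemma is the continuous form of the computation for discrete groups. It applies to operators that are already known to be decomposable.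

\begin{lemma}\label{lem:untwist}
Let $j:Y\to G$ be continuous. On $L^2(Y,L^2(M))$ put $\mathcal V_j=(v_{j(y)})_y$ and $\pi_j(x)=(\alpha_{j(y)}^{-1}(x))_y$ for $x\in M$.
\begin{enumerate}
\item $\mathcal V_j$ normalizes $M\bar\otimes L^\infty(Y)$.
\item Let $\theta\in\operatorname{Aut}(M)$ and $n\in M\bar\otimes L^\infty(Y)$ with $n\pi_j(x)=\pi_j(\theta(x))n$ for all $x\in M$. If $\theta$ is not inner, then $n=0$. If $\theta=\mathrm{id}$, then $n\in1\otimes L^\infty(Y)$.
\end{enumerate}
\end{lemma}

\begin{proof}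
(1) The fields $\mathcal V_j(JxJ\otimes1)\mathcal V_j^*=(J\alpha_{j(y)}(x)J)_y$ and $\mathcal V_j^*(JxJ\otimes1)\mathcal V_j=(J\alpha^{-1}_{j(y)}(x)J)_y$ lie in $M'\bar\otimes L^\infty(Y)$, and $\mathcal V_j$ commutes with $L^\infty(Y)$. So $\mathcal V_j$ normalizes $M'\bar\otimes L^\infty(Y)$ and its commutant $M\bar\otimes L^\infty(Y)$.

(2) Since $\mathcal V_j\pi_j(x)\mathcal V_j^*=x\otimes1$, the operator $n'=\mathcal V_jn\mathcal V_j^*\in M\bar\otimes L^\infty(Y)$ satisfies $n'(x\otimes1)=(\theta(x)\otimes1)n'$. If $\theta$ is not inner, all slices of $n'$ vanish by Lemma~\ref{lem:intertwiner}. If $\theta=\mathrm{id}$, then $n'$ commutes with $M\otimes1$ and $M'\otimes1$, which generate $B(L^2(M))\otimes1$ because $M$ is a factor, and with $1\otimes L^\infty(Y)$. So $n'\in1\otimes L^\infty(Y)$ and $n=n'$.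
\end{proof}

\subsection{Comparing relative modular operators}

We shall have families $(b_j)$ with $\sum_jb_j^*b_j=1$ and $\sum_j\|\varphi_2^{1/2}b_j-b_j\chi^{1/2}\|^2$ small, and we shall need to replace $\varphi_2$ by a nearby functional $\varphi_1$. Closeness in norm is not enough: the map $\xi\mapsto(\xi b_j)_j$ has norm $\|\sum_jb_jb_j^*\|^{1/2}$, over which we have no control. Closeness in the order of $M_*^+$ is enough.

\begin{lemma}\label{lem:comparison}
Let $\varphi_1,\varphi_2,\chi\in M_*^+$ be faithful with $(1+\varepsilon)^{-1}\varphi_1\le\varphi_2\le(1+\varepsilon)\varphi_1$. Put $A=\Delta_{\varphi_1,\chi}$, $B=\Delta_{\varphi_2,\chi}$. Then $\operatorname{dom}A^{1/2}=\operatorname{dom}B^{1/2}$, and for $\zeta$ in this domain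
\[
\|(A^{1/2}-1)\zeta\|^2\le\|(B^{1/2}-1)\zeta\|^2+\varepsilon\|B^{1/2}\zeta\|^2+\varepsilon\|B^{1/2}\zeta\|\,\|\zeta\|.
\]
\end{lemma}

\begin{proof}
On the common core, $\|\Delta_{\varphi_i,\chi}^{1/2}y\chi^{1/2}\|^2=\varphi_i(yy^*)$. So the two graph norms are equivalent on the core, the domains agree, and $(1+\varepsilon)^{-1}\|B^{1/2}\zeta\|^2\le\|A^{1/2}\zeta\|^2\le(1+\varepsilon)\|B^{1/2}\zeta\|^2$ on them. Let $S=(1+\varepsilon)^{-1}B$ and $\lambda>0$. For $\xi\in L^2(M)$ and $\eta=(A+\lambda)^{-1}\xi$,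
\[
\langle\eta,\xi\rangle=\langle(S+\lambda)^{1/2}\eta,(S+\lambda)^{-1/2}\xi\rangle\le\|(A+\lambda)^{1/2}\eta\|\,\|(S+\lambda)^{-1/2}\xi\|=\langle\eta,\xi\rangle^{1/2}\langle(S+\lambda)^{-1}\xi,\xi\rangle^{1/2}.
\]
Thus $(A+\lambda)^{-1}\le(S+\lambda)^{-1}$, that is, $S(S+\lambda)^{-1}\le A(A+\lambda)^{-1}$. The formula $s^{1/2}=\pi^{-1}\int_0^\infty\lambda^{-1/2}s(s+\lambda)^{-1}d\lambda$, the spectral theorem and Tonelli's theorem give $\langle A^{1/2}\zeta,\zeta\rangle\ge(1+\varepsilon)^{-1/2}\langle B^{1/2}\zeta,\zeta\rangle$. Hence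
\begin{align*}
\|(A^{1/2}-1)\zeta\|^2&\le(1+\varepsilon)\|B^{1/2}\zeta\|^2-2(1+\varepsilon)^{-1/2}\langle B^{1/2}\zeta,\zeta\rangle+\|\zeta\|^2\\
&=\|(B^{1/2}-1)\zeta\|^2+\varepsilon\|B^{1/2}\zeta\|^2+2\bigl(1-(1+\varepsilon)^{-1/2}\bigr)\langle B^{1/2}\zeta,\zeta\rangle,
\end{align*}
and $(1+\varepsilon)^{-1/2}\ge1-\varepsilon/2$ by convexity.
\end{proof}

Suppose that pairs $(A_j,B_j)$ satisfy the hypothesis with the same $\varepsilon$, that $\sum_j\|\zeta_j\|^2=1$ and that $\sum_j\|(B_j^{1/2}-1)\zeta_j\|^2\le\delta^2$. Then $\sum_j\|B_j^{1/2}\zeta_j\|^2\le(1+\delta)^2$, and summing the lemma, with the Cauchy--Schwarz inequality for the last term, gives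
\begin{equation}\label{eq:comparison}
\sum_j\|(A_j^{1/2}-1)\zeta_j\|^2\le\delta^2+\varepsilon(1+\delta)^2+\varepsilon(1+\delta)\le\delta^2+2\varepsilon(1+\delta)^2 .
\end{equation}
The same holds with integrals in place of sums.

\section{Reductions and slowly varying states}\label{sec:reductions}

The pair $\pi(M)\subset M\bar\otimes B(L^2(G))$ does not depend on $\mathcal H$, because $\pi(x)$ is determined by $(\varphi\otimes F)(\pi(x))=\int F(h)\varphi(\alpha_h^{-1}(x))\,dh$ for $\varphi\in M_*$, $F\in L^1(G)$. We take $\mathcal H=L^2(M)$.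

\begin{lemma}\label{lem:firstsecond}
If $\mathcal R_0=1\otimes L^\infty(G)$, then $M'\cap(M\rtimes_\alpha G)=\mathbb C$.
\end{lemma}

\begin{proof}
The unitary $(V_s\xi)(h)=\Delta_G(s)^{1/2}v_s\xi(hs)$ commutes with every $u_g$, and with $\pi(M)$ because $v_s\alpha_{hs}^{-1}(x)v_s^*=\alpha_h^{-1}(x)$. So it commutes with $M\rtimes_\alpha G$. An element of $M'\cap(M\rtimes_\alpha G)$ is of the form $1\otimes\phi$, and $V_s(1\otimes\phi)V_s^*=1\otimes\phi(\cdot\,s)$ shows that $\phi$ is invariant under right translations. Then $\phi$ coincides with the continuous function $\int\phi(\cdot\,s)c(s)\,ds$ for any $c\in C_c(G)$ with $\int c=1$, and a continuous right invariant function is constant.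
\end{proof}

\begin{lemma}\label{lem:sigmacompact}
It suffices to prove Theorems~\ref{thm:discrete} and~\ref{thm:finite} for $\sigma$-compact $G$.
\end{lemma}

\begin{proof}
Let $x\in\mathcal R_0$ and let $C\subset G$ be compact. The subgroup $G_1$ generated by $C$ and a compact neighborhood of $1$ is open and $\sigma$-compact. The operator $x_1=1_{G_1}x1_{G_1}$ belongs to the algebra $\mathcal R_0$ of the action $\alpha|_{G_1}$, and $H_{\alpha|G_1}=H_\alpha\cap G_1$. The hypotheses of Theorem~\ref{thm:discrete} pass to $\alpha|_{G_1}$; the conclusion for $G_1$ gives $1_Cx1_C\in1\otimes L^\infty(G)$, and $1_Cx1_C\to x$ weakly as $C$ increases. In Theorem~\ref{thm:finite}, the restriction to $G_1$ of $\phi\in L^\infty(H_\alpha\backslash G)$ is left $(H_\alpha\cap G_1)$-invariant, so it commutes with $x_1$; thus $1_C(x\phi-\phi x)1_C=0$ for every $C$.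
\end{proof}

To use Lemma~\ref{lem:comparison} we need states $\chi$ such that $\chi_h$ is close to $\chi$ in the order sense. They are obtained by averaging over $G$ against a function that changes by a small \emph{factor} under small translations. Such a function cannot have compact support unless its support is open.

\begin{lemma}\label{lem:f}
Let $G$ be $\sigma$-compact. There is a continuous $f\in L^1(G)$ with $f>0$ everywhere such that for every $\varepsilon>0$ there is a neighborhood $U$ of $1$ with $|f(hs)-f(s)|\le\varepsilon f(s)$ for all $h\in U$, $s\in G$.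
\end{lemma}

\begin{proof}
Let $a\in C_c(G)_+$ satisfy $a(s)=a(s^{-1})$, $a(1)>0$, $\int a=1$, and let $V=\{a>0\}$, an open, symmetric, relatively compact neighborhood of $1$. We have $\bar V\subset V^2$, since for $s\in\bar V$ the neighborhood $sV$ meets $V$. From $a^{*n}(s)=\int a(t)a^{*(n-1)}(t^{-1}s)\,dt$ and induction, $\{a^{*n}>0\}=V^n$. For $h\in V$ the function $s\mapsto a(hs)-a(s)$ vanishes off the compact set $\bar V\bar V\subset V^4$, on which $a^{*4}\ge c$ for some $c>0$. So $|a(hs)-a(s)|\le\varepsilon_ha^{*4}(s)$ with $\varepsilon_h=c^{-1}\|a(h\,\cdot)-a\|_\infty\to0$ as $h\to1$. Since $a^{*n}(hs)=\int a(ht)a^{*(n-1)}(t^{-1}s)\,dt$, we get $|a^{*n}(hs)-a^{*n}(s)|\le\varepsilon_ha^{*(n+3)}(s)$ for all $n\ge1$. The function $f_0=\sum_{n\ge1}2^{-n}a^{*n}$ is continuous because $\|a^{*n}\|_\infty\le\|a\|_\infty$, it has integral $1$, and $|f_0(hs)-f_0(s)|\le8\varepsilon_hf_0(s)$ for $h\in V$. It is positive on the open subgroup $G_0=\bigcup_nV^n$ and zero elsewhere. As $G$ is $\sigma$-compact, it is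 a countable disjoint union of open cosets $G_0s_i$. Take $f=\sum_ic_if_0(\cdot\,s_i^{-1})$ with $c_i>0$ so small that $f\in L^1(G)$; left translation by $h\in V$ preserves each coset.
\end{proof}

\begin{lemma}\label{lem:sigmafinite}
It suffices to prove Theorem~\ref{thm:discrete} for $\sigma$-compact $G$ and $\sigma$-finite $M$.
\end{lemma}

\begin{proof}
Let $G$ be $\sigma$-compact. A finite factor is $\sigma$-finite, so let $M$ be infinite.

\emph{An invariant corner.} Repeated halving gives orthogonal, mutually equivalent, nonzero projections $p_1,p_2,\dots$. Let $r_1\le p_1$ be the support of a normal state and let $r_n\le p_n$ be equivalent to $r_1$. Then $q_0=\sum_nr_n$ is infinite, as $q_0\sim q_0-r_1$, and it is the support of a normal state $\psi_0$. Put $\varphi=\int f(s)\,\psi_0\circ\alpha_s^{-1}ds$. For a projection $e$, the function $s\mapsto\psi_0(\alpha_s^{-1}(e))$ is continuous and $f>0$, so $\varphi(e)=0$ if and only if $e\perp\alpha_s(q_0)$ for all $s$. Hence $\varphi$ has support $q=\bigvee_s\alpha_s(q_0)$,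 which is $\sigma$-finite, infinite and $G$-invariant.

Take a maximal orthogonal family $(q_i)$ of projections equivalent to $q$, with remainder $r=1-\sum_iq_i$. By maximality and comparison, $r\precsim q$. Write $q=q'+q''$ with $q'\sim q''\sim q$. For one index $i_0$ we get $q\precsim q_{i_0}+r\precsim q'+q''=q$, so we may replace $q_{i_0}$ by $q_{i_0}+r$. Thus there are $e_i\in M$ with $e_i^*e_j=\delta_{ij}q$ and $\sum_ie_ie_i^*=1$.

\emph{The hypotheses pass to $qMq$.} For a unitary $u\in qMq$ the element $U=\sum_i\alpha_g(e_i)ue_i^*$ is a unitary of $M$ with $Ue_i=\alpha_g(e_i)u$. View $\varphi\in(qMq)_*$ as the functional $y\mapsto\varphi(qyq)$ on $M$. Then $U(e_i\varphi e_j^*)U^*=\alpha_g(e_i)(u\varphi u^*)\alpha_g(e_j)^*$. If $u\varphi u^*\to\alpha_g(\varphi)$ along a net for all $\varphi\in(qMq)_*$, this tends to $\alpha_g(e_i\varphi e_j^*)$. The functionals $e_i\varphi e_j^*$ span a dense subspace of $M_*$, since every $\varphi'\in M_*$ is the norm limit of the finite sums $\sum_{i,j}e_i(e_i^*\varphi'e_j)e_j^*$.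 So $H_{\alpha|qMq}\subset H_\alpha$. If $\alpha_g|_{qMq}=\operatorname{Ad}u$, the same identity with a constant net gives $\alpha_g=\operatorname{Ad}U$.

\emph{The conclusion passes to $M$.} Let $x\in\mathcal R_0$. As $\pi(q)=q\otimes1$, the theorem for $qMq$ gives $\phi\in L^\infty(G)$ with $(x-1\otimes\phi)\pi(q)=0$. Since $x-1\otimes\phi$ commutes with $\pi(M)$, we get $(x-1\otimes\phi)\pi(e_ie_i^*)=\pi(e_i)(x-1\otimes\phi)\pi(q)\pi(e_i^*)=0$ for all $i$, so $x=1\otimes\phi$. Lemma~\ref{lem:firstsecond} gives the second conclusion.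
\end{proof}

\emph{From now on $G$ is $\sigma$-compact and $M$ is a $\sigma$-finite factor.} Call a faithful normal state $\chi$ \emph{slowly varying} if for every $\varepsilon>0$ there is a neighborhood $U$ of $1$ in $G$ with $(1+\varepsilon)^{-1}\chi\le\chi_h\le(1+\varepsilon)\chi$ for $h\in U$. Let $\mathcal T$ be the set of these states. Every invariant faithful normal state is in $\mathcal T$.

\begin{lemma}\label{lem:T}
$\mathcal T$ is norm dense in the set of normal states.
\end{lemma}

\begin{proof}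
Faithful normal states are dense: add a small multiple of a faithful one and normalize. Let $\varphi$ be faithful, $c\in C_c(G)_+$ with $\int c=1$, $\delta>0$, $F=c+\delta f$, and $\chi=\int F(s)\,\varphi\circ\alpha_s^{-1}ds$, a faithful functional. Left invariance gives $\chi_h=\int F(hs)\,\varphi\circ\alpha_s^{-1}ds$. For $h$ in a compact neighborhood of $1$, the functions $c(h\,\cdot)-c$ vanish off a fixed compact set, on which $\delta f$ is bounded below, and they tend uniformly to $0$ as $h\to1$. With Lemma~\ref{lem:f}, for every $\varepsilon>0$ we get $|F(hs)-F(s)|\le\varepsilon F(s)$ for $h$ close to $1$ and all $s$, so $(1-\varepsilon)\chi\le\chi_h\le(1+\varepsilon)\chi$. Thus $\chi/\chi(1)\in\mathcal T$, and it tends to $\varphi$ in norm when the support of $c$ shrinks to $\{1\}$ and $\delta\to0$.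
\end{proof}

Finally, let $M_{\mathrm c}$ be the set of $y\in M$ such that $h\mapsto\alpha_h(y)$ is norm continuous; it is $\alpha$-invariant. For $c\in C_c(G)$ and $y\in M$ put $A_c(y)=\int c(s)\alpha_s^{-1}(y)\,ds$, a $\sigma$-weak integral, so that $\varphi\circ A_c=\int c(s)\,\varphi\circ\alpha_s^{-1}ds$. Then $A_c(y)\in M_{\mathrm c}$, because $\alpha_h(A_c(y))=\int\Delta_G(h)c(th)\alpha_t^{-1}(y)\,dt$ and $h\mapsto\Delta_G(h)c(\cdot\,h)$ is continuous into $L^1(G)$.

\section{The algebra $\mathcal R$ and the group $K$}\label{sec:R}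

Fix $\psi\in\mathcal T$. By \eqref{eq:Delta}, an element $b\in M$ satisfies $b\chi^{1/2}\approx\chi_g^{1/2}b$ exactly when $b\chi^{1/2}$ is almost fixed by $\Delta_{\chi_g,\chi}^{1/2}$. So the coefficients of an operator $x$ will intertwine states if $x$ commutes with the unitaries $U_t=(\Delta_{\psi_h,\psi}^{it})_h$ on $L^2(G,L^2(M))$ and their analogues for other states. These unitaries only normalize $\mathcal R_0$. To make room for commuting elements, we add a variable $p$ dual to $t$.

Let $L=G\times\mathbb R$, with points $\ell=(h,p)$, unit $e$ and left Haar measure $dh\,dp$. On $L^2(L,L^2(M))$ let $\pi(y)=(\alpha_h^{-1}(y))_{(h,p)}$. For a faithful normal state $\chi$, let $\mathbf D_\chi$ be the operator given by Lemma~\ref{lem:fields} for the field $e^{-p}\Delta_{\chi_h,\chi}$, and let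
\[
\mathbf U_t^\chi=\mathbf D_\chi^{it}=\bigl(e^{-itp}\Delta_{\chi_h,\chi}^{it}\bigr)_{(h,p)} .
\]
Define
\[
\mathcal R=(JMJ\otimes1)'\cap\pi(M)'\cap\{\mathbf U_t^\psi:t\in\mathbb R\}'\subset M\bar\otimes B(L^2(L)),
\]
and let $Z$ be the center of $\mathcal R$.

\begin{lemma}\label{lem:R}
\begin{enumerate}
\item $\mathcal R$ commutes with $\mathbf U_t^\chi$ for every faithful normal state $\chi$.
\item $1\otimes L^\infty(L)$ is a maximal abelian subalgebra of $\mathcal R$.
\item The unitaries $(V_s\eta)(h,p)=\Delta_G(s)^{1/2}v_s\eta(hs,p)$, $s\in G$, and $(T_q\eta)(h,p)=\eta(h,p+q)$, $q\in\mathbb R$, normalize $\mathcal R$, and $V_sT_q$ acts on $L^\infty(L)$ by $F\mapsto F(\cdot\,(s,q))$.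
\end{enumerate}
\end{lemma}

\begin{proof}
(1) Let $c_t=[D\chi:D\psi]_t$. By \eqref{eq:chain}, $\Delta_{\chi_h,\chi}^{it}=Jc_tJ\,[D\chi_h:D\psi_h]_t\,\Delta_{\psi_h,\psi}^{it}$, and $[D\chi_h:D\psi_h]_t=\alpha_h^{-1}(c_t)$. So $\mathbf U_t^\chi=(Jc_tJ\otimes1)\pi(c_t)\mathbf U_t^\psi$.

(2) The operators defining $\mathcal R$ are fields over $L$, so $L^\infty(L)\subset\mathcal R$. If $r\in\mathcal R$ commutes with $L^\infty(L)$, then $r\in M\bar\otimes L^\infty(L)$, and Lemma~\ref{lem:untwist}(2) with $j(h,p)=h$ and $\theta=\mathrm{id}$ gives $r\in1\otimes L^\infty(L)$.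

(3) It suffices to show that these unitary groups map the generators of $\mathcal R'$ into $\mathcal R'$ by conjugation. We have $V_s(JxJ\otimes1)V_s^*=J\alpha_s(x)J\otimes1$, and $V_s$ commutes with $\pi(M)$ as in Lemma~\ref{lem:firstsecond}. The fiber of $V_s\mathbf U_t^\psi V_s^*$ at $(h,p)$ is
\[
e^{-itp}v_s\Delta_{\psi_{hs},\psi}^{it}v_s^*=e^{-itp}\Delta_{\psi_h,\psi\alpha_s^{-1}}^{it}=J[D\psi\alpha_s^{-1}:D\psi]_tJ\;e^{-itp}\Delta_{\psi_h,\psi}^{it},
\]
so $V_s\mathbf U_t^\psi V_s^*\in(JMJ\otimes1)\mathbf U_t^\psi$. The unitary $T_q$ commutes with $JMJ\otimes1$ and $\pi(M)$, and $T_q\mathbf U_t^\psi T_q^*=e^{-itq}\mathbf U_t^\psi$.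
\end{proof}

By (2), $Z\subset L^\infty(L)$, and by (3), $Z$ is invariant under right translations. Such algebras come from subgroups.

\begin{lemma}\label{lem:center}
Let $L$ be a locally compact group and $Z\subset L^\infty(L)$ a von Neumann subalgebra invariant under right translations. There is a closed subgroup $K\subset L$ with $Z=L^\infty(K\backslash L)=\{F\in L^\infty(L):F(\kappa\,\cdot)=F\text{ for all }\kappa\in K\}$.
\end{lemma}

\begin{proof}
For $F\in L^\infty(L)$ and $c\in C_c(L)$ put $F_c(\ell)=\int F(\ell s)c(s)\,ds=\int F(s)c(\ell^{-1}s)\,ds$. The second formula shows that $F_c$ is bounded and continuous. The first shows that $F_c$ is a weak* integral of the right translates of $F$, which depend weak* continuously on $s$. So $F_c\in Z$ if $F\in Z$, and $F_c\to F$ weak* when $c\ge0$, $\int c=1$ and the support of $c$ shrinks to $\{e\}$.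

Let $Z_{\mathrm c}=Z\cap C_b(L)$, a unital right invariant C$^*$-algebra, and let $K$ be the closed subgroup of all $\kappa$ with $F(\kappa\ell)=F(\ell)$ for all $\ell\in L$, $F\in Z_{\mathrm c}$. Invariance under $\kappa$ passes to weak* limits, so $Z\subset L^\infty(K\backslash L)$.

Conversely, suppose $F(\ell_1)=F(\ell_2)$ for all $F\in Z_{\mathrm c}$. Applying this to $F(\cdot\,\ell_2^{-1}\ell)$ gives $F(\ell_1\ell_2^{-1}\ell)=F(\ell)$ for all $\ell$, so $\ell_1\ell_2^{-1}\in K$. Thus $Z_{\mathrm c}$ separates the points of the Hausdorff space $K\backslash L$. Let $F_0\in C_b(L)$ be left $K$-invariant, $C\subset L$ compact and $\varepsilon>0$. The Stone--Weierstrass theorem on the image of $C$ in $K\backslash L$ gives $F\in Z_{\mathrm c}$ with $|F-F_0|\le\varepsilon$ on $C$. Composing $F$ with the radial retraction of $\mathbb C$ onto the disk of radius $\|F_0\|_\infty$, which is $1$-Lipschitz and fixes the values of $F_0$, we stay in $Z_{\mathrm c}$ and may assume $\|F\|_\infty\le\|F_0\|_\infty$. So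 $F_0$ is the limit, uniformly on compact sets and hence weak*, of a bounded net in $Z_{\mathrm c}$, and $F_0\in Z$. For a general $F\in L^\infty(K\backslash L)$ we have $F_c(\kappa\ell)=\int F(\kappa s)c(\ell^{-1}s)\,ds=F_c(\ell)$, so $F_c\in Z$ and $F\in Z$.
\end{proof}

From now on $K\subset L=G\times\mathbb R$ is the closed subgroup with $Z=L^\infty(K\backslash L)$. It is the set of all $\kappa$ that fix every function in $Z$, since a $\kappa$ of this kind fixes $Z_{\mathrm c}$ pointwise. One should think of $\kappa\in K$ as saying that $\mathcal R$ connects every neighborhood of a point $\ell$ with every neighborhood of $\kappa\ell$. The link with $\mathcal R_0$ is the following.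

\begin{lemma}\label{lem:embedding}
If $\phi\in L^\infty(G)$ and the function $(h,p)\mapsto\phi(h)$ belongs to $Z$, then $\phi$ commutes with $\mathcal R_0$.
\end{lemma}

\begin{proof}
On $L^2(G,L^2(M))$ we have $U_t\pi(y)U_t^*=\pi(\sigma_t^\psi(y))$, since $\sigma_t^{\psi_h}\alpha_h^{-1}=\alpha_h^{-1}\sigma_t^\psi$, and $U_t(JyJ\otimes1)U_t^*=J\sigma_t^\psi(y)J\otimes1$. So $\gamma_t=\operatorname{Ad}U_t$ preserves $\mathcal R_0=(JMJ\otimes1)'\cap\pi(M)'$. The Fourier transform $\hat\eta(s)=(2\pi)^{-1/2}\int e^{isp}\eta(p)\,dp$ in the variable $p$ turns $\mathbf U_t^\psi=U_t\otimes e^{-itp}$ into $U_t\otimes\tau_t$ with $(\tau_t\hat\eta)(s)=\hat\eta(s-t)$. For $r\in\mathcal R_0$ let $\tilde r$ be the bounded strongly continuous field $(\gamma_s(r))_{s\in\mathbb R}$. It commutes with $JMJ\otimes1$ and $\pi(M)$, and the fiber at $s$ of $(U_t\otimes\tau_t)\tilde r(U_t\otimes\tau_t)^*$ is $U_t\gamma_{s-t}(r)U_t^*=\gamma_s(r)$. So $\tilde r\in\mathcal R$, and $\tilde r$ commutes with $\phi\otimes1$. The continuous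 field $\gamma_s(r)\phi-\phi\gamma_s(r)$ defines the zero operator, so it vanishes at $s=0$.
\end{proof}

The rest of the paper proves two propositions. The first needs no assumption on the action.

\begin{proposition}\label{prop:A}
If $(g,0)\in K$, then $\alpha_g\in\overline{\operatorname{Inn}}(M)$.
\end{proposition}

\begin{proposition}\label{prop:B}
If $\alpha$ is outer and $K\cap(G\times\{0\})$ is discrete, then $K=\{e\}$.
\end{proposition}

\begin{proof}[Proof of Theorems~\ref{thm:main} and~\ref{thm:discrete}]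
By Lemmas~\ref{lem:sigmacompact} and~\ref{lem:sigmafinite} we are in the present setting. Proposition~\ref{prop:A} gives $K\cap(G\times\{0\})\subset H_\alpha\times\{0\}$, which is discrete; this is the only use of the hypothesis on $H_\alpha$. Proposition~\ref{prop:B} gives $K=\{e\}$, so $Z=L^\infty(L)$. By Lemma~\ref{lem:embedding}, every $r\in\mathcal R_0$ commutes with $L^\infty(G)$, so $r\in M\bar\otimes L^\infty(G)$, and Lemma~\ref{lem:untwist}(2) with $j=\mathrm{id}_G$, $\theta=\mathrm{id}$ gives $r\in1\otimes L^\infty(G)$. Lemma~\ref{lem:firstsecond} finishes the proof.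
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:finite}]
By Lemma~\ref{lem:sigmacompact} we may take $G$ $\sigma$-compact, and $M$ is $\sigma$-finite. The trace $\tau$ is invariant, so we may take $\psi=\tau$. Then $\Delta_{\tau_h,\tau}=1$ and $\mathbf U_t^\tau$ is the function $e^{-itp}$, which lies in $\mathcal R\cap\mathcal R'=Z$. An element $(g,q)\in K$ fixes these functions, so $q=0$. By Proposition~\ref{prop:A}, $K\subset H_\alpha\times\{0\}$. For $\phi\in L^\infty(H_\alpha\backslash G)$ the function $(h,p)\mapsto\phi(h)$ is left $K$-invariant, hence in $Z$, and Lemma~\ref{lem:embedding} applies.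
\end{proof}

\begin{remark}\label{rem:inner}
If $\alpha_g=\operatorname{Ad}u$ is inner, then $(g,0)\in K$; so outerness cannot be dropped from Proposition~\ref{prop:B}, and $K\cap(G\times\{0\})$ lies between the elements acting by inner automorphisms and $H_\alpha$. To see this, recall that the canonical implementation of $\operatorname{Ad}u^*$ is $\xi\mapsto u^*\xi u$. So $(u^*\varphi u)^{1/2}=u^*\varphi^{1/2}u$, and \eqref{eq:Delta} gives $\Delta_{u^*\varphi u,\chi}=u^*\Delta_{\varphi,\chi}u$. Let $(\lambda\eta)(h,p)=\eta(g^{-1}h,p)$. From $\psi_{gh}=\alpha_h^{-1}(u)^*\psi_h\alpha_h^{-1}(u)$ we get $\lambda^*\mathbf U_t^\psi\lambda=\pi(u)^*\mathbf U_t^\psi\pi(u)$, and $\lambda^*\pi(y)\lambda=\pi(u)^*\pi(y)\pi(u)$. Hence $\pi(u)\lambda^*\in\mathcal R$, so $\lambda$ commutes with $Z$.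
\end{remark}

\section{A criterion for approximate innerness}\label{sec:criterion}

The following is the approximate version of Lemma~\ref{lem:intertwiner}. It tells us what has to be constructed in order to prove Proposition~\ref{prop:A}.

\begin{proposition}\label{prop:criterion}
Let $M$ be a $\sigma$-finite factor with a faithful normal state $\psi$, let $\theta\in\operatorname{Aut}(M)$ and $N>0$. Suppose that for every finite $\Phi\subset M_*$ and $n\ge1$ there is $a\in M$ with
\[
\|a\|\le N,\qquad\psi(a^*a)\ge\tfrac12,\qquad\|a\varphi-\theta(\varphi)a\|\le\tfrac1n\quad(\varphi\in\Phi).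
\]
Then $\theta\in\overline{\operatorname{Inn}}(M)$.
\end{proposition}

In Lemma~\ref{lem:intertwiner}, $n^*n$ was a scalar. Here $a^*a$ only commutes asymptotically with $M_*$, and it may be far from a scalar, for instance a projection. The remedy is to form the finite von Neumann algebra of all asymptotic intertwiners between $\mathrm{id}$ and $\theta$, written as $2\times2$ matrices, and to show that its two corners are equivalent.

\begin{proof}
Let $I$ be the set of pairs $i=(\Phi_i,n_i)$, ordered by $i\le j$ if $\Phi_i\subset\Phi_j$ and $n_i\le n_j$, let $a_i$ be the element given by the hypothesis, and let $\mathcal U$ be an ultrafilter on $I$ containing all tails $\{j:j\ge i\}$. Then $\lim_{\mathcal U}\|a_i\varphi-\theta(\varphi)a_i\|=0$ for all $\varphi\in M_*$, and $\lim_{\mathcal U}n_i=\infty$.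

\emph{Step 1: the algebra $\mathcal N$.} For $\varphi\in M_*$ define $\hat\varphi\in M_2(M)_*$ by $\hat\varphi(x)=\varphi(x_{11})+\theta(\varphi)(x_{22})$, and put
\[
\mathfrak N=\Bigl\{(x_i)\in\ell^\infty(I,M_2(M)):\lim_{\mathcal U}\|x_i\hat\varphi-\hat\varphi x_i\|=0\text{ for all }\varphi\in M_*\Bigr\},\qquad\operatorname{tr}(x)=\tfrac12\lim_{\mathcal U}\hat\psi(x_i).
\]
The identity $xy\hat\varphi-\hat\varphi xy=x(y\hat\varphi-\hat\varphi y)+(x\hat\varphi-\hat\varphi x)y$ and $(\hat\varphi)^*=\widehat{\varphi^*}$ show that $\mathfrak N$ is a unital C$^*$-algebra. The state $\operatorname{tr}$ is tracial, because $\hat\psi(xy)-\hat\psi(yx)=(y\hat\psi-\hat\psi y)(x)$. The constant nets $e_{11},e_{22}$ lie in $\mathfrak N$. For $b\in M$ we have $(be_{21}\hat\varphi-\hat\varphi be_{21})(x)=(b\varphi-\theta(\varphi)b)(x_{12})$, so for a bounded net $(b_i)$ in $M$,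
\begin{equation}\label{eq:corner}
(b_ie_{21})\in\mathfrak N\iff\lim_{\mathcal U}\|b_i\varphi-\theta(\varphi)b_i\|=0\text{ for all }\varphi\in M_* .
\end{equation}
Let $\iota$ be the GNS representation of $(\mathfrak N,\operatorname{tr})$ and $\mathcal N=\iota(\mathfrak N)''$. As for any tracial state, $\operatorname{tr}$ extends to a faithful normal trace on $\mathcal N$. With $\|T\|_2=\operatorname{tr}(T^*T)^{1/2}$, we have $2\|\iota(x)\|_2^2=\lim_{\mathcal U}\hat\psi(x_i^*x_i)=\lim_{\mathcal U}\hat\psi(x_ix_i^*)$.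

\emph{Step 2: every contraction $T\in\mathcal N$ is $\iota(x)$ for a contraction $x\in\mathfrak N$.} If $\|\iota(x)\|\le1$, then $x\min(1,|x|^{-1})$ is a contraction of $\mathfrak N$ with the same image. So Kaplansky's density theorem gives contractions $x^{(m)}\in\mathfrak N$, $m\ge1$, with $\|\iota(x^{(m)})-T\|_2\le2^{-m}$. We use a diagonal argument. Let $m(i)$ be the largest $m\le n_i$ such that for all $1\le l\le l'\le m$, both $\hat\psi(y^*y)$ and $\hat\psi(yy^*)$ are at most $32\cdot4^{-l}$ for $y=x_i^{(l)}-x_i^{(l')}$; the value $m=1$ always qualifies. For fixed $l\le l'$ these two quantities have $\mathcal U$-limit at most $2(2\cdot2^{-l})^2=8\cdot4^{-l}$, so $\{i:m(i)\ge m\}\in\mathcal U$ for every $m$. Put $x_i=x_i^{(m(i))}$. For fixed $l$ and $m(i)\ge l$, the element $y_i=x_i-x_i^{(l)}$ has $\hat\psi(y_i^*y_i),\hat\psi(y_iy_i^*)\le32\cdot4^{-l}$. If $0\le\varphi\le C\psi$, then $\hat\varphi\le C\hat\psi$, and \eqref{eq:CS} gives $\|y_i\hat\varphi\|,\|\hat\varphi y_i\|\le8C\,2^{-l}$. As $x^{(l)}\in\mathfrak N$,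 we get $\lim_{\mathcal U}\|x_i\hat\varphi-\hat\varphi x_i\|\le16C\,2^{-l}$ for every $l$. By \eqref{eq:dominated}, $x\in\mathfrak N$. Finally $\|\iota(x)-\iota(x^{(l)})\|_2^2\le16\cdot4^{-l}$ for all $l$, so $\iota(x)=T$.

\emph{Step 3: two limits.} For all $\varphi$ we have, along $\mathcal U$, $a_j\varphi\approx\theta(\varphi)a_j$ and, taking adjoints, $\varphi a_j^*\approx a_j^*\theta(\varphi)$. So $a_ja_j^*\theta(\varphi)\approx a_j\varphi a_j^*\approx\theta(\varphi)a_ja_j^*$. The weak* limit $c$ of $a_ja_j^*$ along $\mathcal U$ therefore satisfies $\varphi'(yc)=\varphi'(cy)$ for all $\varphi'\in M_*$, $y\in M$; it is central, hence a scalar since $M$ is a factor. For fixed $y\in M$,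
\begin{equation}\label{eq:lim1}
\lim_{j\to\mathcal U}\|ya_j\psi^{1/2}\|^2=\lim_{j\to\mathcal U}(a_j\psi)(a_j^*y^*y)=\lim_{j\to\mathcal U}\theta(\psi)(a_ja_j^*y^*y)=c\,\theta(\psi)(y^*y),
\end{equation}
and $y=1$ gives $c=\lim_{\mathcal U}\psi(a_j^*a_j)\ge\frac12$. Moreover $a_j(y\psi)\approx\theta(y\psi)a_j=\theta(y)\theta(\psi)a_j\approx\theta(y)a_j\psi$, so by the last inequality in \eqref{eq:CS}
\begin{equation}\label{eq:lim2}
\lim_{j\to\mathcal U}\|(a_jy-\theta(y)a_j)\psi^{1/2}\|=0 .
\end{equation}

\emph{Step 4: $\iota(e_{11})\sim\iota(e_{22})$ in $\mathcal N$.} We first show $\operatorname{tr}(z\iota(e_{11}))=\operatorname{tr}(z\iota(e_{22}))$ for every central projection $z$. By Step 2, $z=\iota(x)$, and since $z$ commutes with $\iota(e_{11})$, we may replace $x$ by $e_{11}xe_{11}+e_{22}xe_{22}=(\operatorname{diag}(z_{1,i},z_{2,i}))_i$. The limits in Step 3 hold for fixed $y$, whereas $z_{1,i}$ varies with $i$; so we let the intertwiner run faster. Put $y_i=\theta(z_{1,i})-z_{2,i}$. By \eqref{eq:lim1}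 and \eqref{eq:lim2}, for every $i$ there is $j(i)\ge i$ such that $b_i=a_{j(i)}$ satisfies
\[
\|(b_iz_{1,i}-\theta(z_{1,i})b_i)\psi^{1/2}\|\le\tfrac1{n_i},\qquad\bigl|\,\|y_ib_i\psi^{1/2}\|^2-c\,\theta(\psi)(y_i^*y_i)\bigr|\le\tfrac1{n_i}.
\]
As $j(i)\ge i$, $\|b_i\varphi-\theta(\varphi)b_i\|\le1/n_i$ for $\varphi\in\Phi_i$, so $(b_ie_{21})\in\mathfrak N$ by \eqref{eq:corner}. The commutator of $z$ with $\iota((b_ie_{21}))$ is $\iota\bigl(((z_{2,i}b_i-b_iz_{1,i})e_{21})\bigr)=0$, so $\lim_{\mathcal U}\|(z_{2,i}b_i-b_iz_{1,i})\psi^{1/2}\|=0$. Since $y_ib_i=(\theta(z_{1,i})b_i-b_iz_{1,i})+(b_iz_{1,i}-z_{2,i}b_i)$, we get $\lim_{\mathcal U}\|y_ib_i\psi^{1/2}\|=0$. As $c>0$, $\lim_{\mathcal U}\theta(\psi)(y_i^*y_i)=0$, so $\lim_{\mathcal U}\theta(\psi)(y_i)=0$, that is, $\lim_{\mathcal U}\psi(z_{1,i})=\lim_{\mathcal U}\theta(\psi)(z_{2,i})$. This is the equality of traces. Now take $z$ as in the comparison theorem for $\iota(e_{11})$ and $\iota(e_{22})$. A subequivalence between projections of equal trace is an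 equivalence, since $\operatorname{tr}$ is faithful. Adding the equivalences under $z$ and $1-z$ proves the claim.

Lift a partial isometry from $\iota(e_{11})$ to $\iota(e_{22})$ to a contraction of $\mathfrak N$ and multiply it by $e_{22}$ on the left and $e_{11}$ on the right. We get contractions $x_i\in M$ with $\lim_{\mathcal U}\|x_i\varphi-\theta(\varphi)x_i\|=0$ for all $\varphi$ and $\lim_{\mathcal U}\psi(1-x_i^*x_i)=\lim_{\mathcal U}\theta(\psi)(1-x_ix_i^*)=0$. By \eqref{eq:dominated}, applied to $\psi$ and $\theta(\psi)$, also $\lim_{\mathcal U}\varphi(1-x_i^*x_i)=\lim_{\mathcal U}\varphi(1-x_ix_i^*)=0$ for every normal state $\varphi$.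

\emph{Step 5: unitaries.} Let $\Phi$ be a finite set of normal states and $\delta>0$. Choose $x=x_i$ with $\|x\varphi-\theta(\varphi)x\|\le\delta$, $\varphi(1-x^*x)\le\delta^2$ and $\theta(\varphi)(1-xx^*)\le\delta^2$ for $\varphi\in\Phi$, and let $x=v|x|=|x^*|v$ be the polar decomposition. For $w\in M$ put $|w|_\Phi=\max_{\varphi\in\Phi}\max\{\varphi(w^*w)^{1/2},\theta(\varphi)(ww^*)^{1/2}\}$, a seminorm. Since $(1-t)^2\le1-t^2$ on $[0,1]$, we have $(x-v)^*(x-v)\le(1-|x|)^2\le1-x^*x$ and $(x-v)(x-v)^*\le(1-|x^*|)^2\le1-xx^*$, so $|x-v|_\Phi\le\delta$. Also $1-v^*v\le1-x^*x$ and $1-vv^*\le1-xx^*$. We construct a unitary $u$ with $|u-v|_\Phi\le3\delta$.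

If $v^*v$ is finite, then so is $q=v^*v\vee vv^*$, and $q-v^*v\sim q-vv^*$ in the finite factor $qMq$, as the traces agree. Let $v_1^*v_1=q-v^*v$, $v_1v_1^*=q-vv^*$ and $u=v+v_1+(1-q)$. Then $(u-v)^*(u-v)=1-v^*v$ and $(u-v)(u-v)^*=1-vv^*$, so $|u-v|_\Phi\le\delta$.

If $v^*v$ is infinite, repeated halving gives orthogonal infinite projections $p_1,p_2,\dots\le v^*v$. Since $\sum_n\varphi(p_n)\le1$ and $\sum_n\theta(\varphi)(vp_nv^*)\le1$, some $p=p_n$ has $|vp|_\Phi\le\delta$. The projections $1-v^*v+p$ and $1-vv^*+vpv^*$ are infinite, hence equivalent because $M$ is $\sigma$-finite; let $v_1$ be a partial isometry from the first to the second, so $|v_1|_\Phi\le\sqrt2\,\delta$. Then $u=v(1-p)+v_1$ is unitary and $u-v=v_1-vp$.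

In both cases $|u-x|_\Phi\le4\delta$, and \eqref{eq:CS} gives $\|u\varphi u^*-\theta(\varphi)\|=\|u\varphi-\theta(\varphi)u\|\le9\delta$ for $\varphi\in\Phi$. Normal states span $M_*$, so $\theta\in\overline{\operatorname{Inn}}(M)$.
\end{proof}

\section{Elements $(g,0)$ of $K$ act by approximately inner automorphisms}\label{sec:A}

We prove Proposition~\ref{prop:A}, following the plan of Section~\ref{subsec:random}: a family of approximate intertwiners, a convexity argument, a random sum and a truncation.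

\subsection{A family of approximate intertwiners}

To get coefficients with $\sum_jb_j^*b_j=1$ we need an element of $\mathcal R$ that is isometric on all vectors supported in a set of positive measure near $e$ and moves them near $(g,0)$. Consider the following property of $g\in G$.

\begin{itemize}
\item[(I)] For all open neighborhoods $W'$ of $e$ and $E$ of $(g,0)$ in $L$ there are $w\in\mathcal R$ and a set $S'\subset W'$ of positive finite measure with $w^*w=1_{S'}$ and $ww^*\le1_E$.
\end{itemize}

\begin{lemma}\label{lem:I}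
If $\kappa=(g,0)\in K$, then $g$ or $g^{-1}$ has property \textup{(I)}.
\end{lemma}

\begin{proof}
Let $W$ be a relatively compact open neighborhood of $e$. The comparison theorem in $\mathcal R$ gives a central projection $z=1_S$ with $z1_W\precsim z1_{\kappa W}$ and $(1-z)1_{\kappa W}\precsim(1-z)1_W$; here $\kappa S=S$ up to a null set. If $|S\cap W|>0$, there is $w\in\mathcal R$ with $w^*w=1_{S\cap W}$ and $ww^*\le1_{\kappa W}$. If $|S\cap W|=0$, then $|S\cap\kappa W|=|\kappa(S\cap W)|=0$, so there is $w\in\mathcal R$ with $w^*w=1_{\kappa W}$ and $ww^*\le1_W$. By Lemma~\ref{lem:R}(3), $w'=V_gwV_g^*\in\mathcal R$ then satisfies $w'^*w'=1_{\kappa W\kappa^{-1}}$ and $w'w'^*\le1_{W\kappa^{-1}}$. One of the two alternatives occurs for a neighborhood basis of sets $W$. In the first case $g$ has (I): take $W\subset W'\cap\kappa^{-1}E$. In the second case $g^{-1}$ has (I): take $W\subset\kappa^{-1}W'\kappa\cap E\kappa$.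
\end{proof}

As $\overline{\operatorname{Inn}}(M)$ is a group, it suffices to show that $\theta=\alpha_g^{-1}$ is approximately inner when $g$ has property (I). Fix such a $g$; note that $\theta(\varphi)=\varphi_g$. For a finite set $\Xi\subset\mathcal T$ containing $\psi$ and $0<\varepsilon\le1$, let $\mathcal S(\Xi,\varepsilon)$ be the set of countable families $b=(b_j)$ in $M$ with
\[
\sum_jb_j^*b_j=1,\qquad\sum_j\|\chi_g^{1/2}b_j-b_j\chi^{1/2}\|^2\le\varepsilon^2\quad(\chi\in\Xi).
\]
The first condition means that $\sum_j\|b_j\xi\|^2=\|\xi\|^2$ for all $\xi\in L^2(M)$.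

\begin{lemma}\label{lem:family}
For every finite $F\subset M_{\mathrm c}$ there is $b\in\mathcal S(\Xi,\varepsilon)$ with
\begin{equation}\label{eq:F}
\sum_j\|b_jy\psi^{1/2}-\theta(y)b_j\psi^{1/2}\|^2\le\varepsilon^2\qquad(y\in F).
\end{equation}
\end{lemma}

\begin{proof}
Let $W'$ and $E$ be small relatively compact neighborhoods, to be specified, and let $w,S'$ be as in (I). Take a unit vector $k\in L^2(S')$ and an orthonormal basis $(k_j')$ of $L^2(L)$, and let $b_j=(1\otimes k_j')^*w(1\otimes k)\in M$. Then $w(\xi\otimes k)=\sum_jb_j\xi\otimes k_j'$ and $\sum_jb_j^*b_j=(1\otimes k)^*1_{S'}(1\otimes k)=1$. As $\psi$ is faithful and $\sum_j\psi(b_j^*b_j)=1$, only countably many $b_j$ are nonzero. For a unit vector $\xi$, the vector $\xi\otimes k$ is supported in $W'$, and $w(\xi\otimes k)$ is a unit vector supported in $E$.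

Let $y\in F$ and $\zeta=\psi^{1/2}\otimes k$. The left side of \eqref{eq:F} is $\|w(y\otimes1)\zeta-(\theta(y)\otimes1)w\zeta\|^2$. Inserting $w\pi(y)\zeta=\pi(y)w\zeta$, we bound its square root by
\[
\sup_{(h,p)\in W'}\|y-\alpha_h^{-1}(y)\|+\sup_{(h,p)\in E}\|\alpha_h^{-1}(y)-\alpha_g^{-1}(y)\|,
\]
which is at most $\varepsilon$ for small $W',E$ because $y\in M_{\mathrm c}$.

Let $\chi\in\Xi$ and $\zeta=\chi^{1/2}\otimes k$. By Lemma~\ref{lem:fields} and \eqref{eq:Delta}, $(\mathbf D_\chi^{1/2}\zeta)(h,p)=e^{-p/2}\chi_h^{1/2}k(h,p)$, so $\|(\mathbf D_\chi^{1/2}-1)\zeta\|\le\delta:=\sup_{W'}\|e^{-p/2}\chi_h^{1/2}-\chi^{1/2}\|$, which is small for small $W'$. By Lemma~\ref{lem:R}(1) and \eqref{eq:stone}, $w\zeta\in\operatorname{dom}\mathbf D_\chi^{1/2}$ and $\|(\mathbf D_\chi^{1/2}-1)w\zeta\|\le\delta$. Let $\varepsilon'>0$. For $(h,p)\in E$ write $\chi_h=\chi_{hg^{-1}}\circ\alpha_g$. Since $\chi\in\mathcal T$, we have $(1+\varepsilon')^{-1}\chi_g\le e^{-p}\chi_h\le(1+\varepsilon')\chi_g$ on $E$ if $E$ is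 small. Apply Lemma~\ref{lem:comparison} in each fiber over $E$, with $A=\Delta_{\chi_g,\chi}$ and $B=e^{-p}\Delta_{\chi_h,\chi}$. By \eqref{eq:comparison},
\[
\int\|(A^{1/2}-1)(w\zeta)(\ell)\|^2d\ell\le\delta^2+2\varepsilon'(1+\delta)^2 .
\]
The operator $D$ attached by Lemma~\ref{lem:fields} to the constant field $A$ satisfies $f(D)=f(A)\otimes1$, so in the basis $(k_j')$ it is the direct sum of copies of $A$. The left side is $\|(D^{1/2}-1)w\zeta\|^2$, so it equals $\sum_j\|(A^{1/2}-1)b_j\chi^{1/2}\|^2=\sum_j\|\chi_g^{1/2}b_j-b_j\chi^{1/2}\|^2$. Choose $\varepsilon'$, $E$ and $W'$ so that all bounds are at most $\varepsilon^2$.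
\end{proof}

\subsection{Convexity}

For $b\in\mathcal S(\Xi,\varepsilon)$ let $\Lambda_b(y)=\sum_j\langle yb_j\psi^{1/2},b_j\psi^{1/2}\rangle$, a normal state. It is the substitute for $\tau(\cdot\sum_jb_jb_j^*)$. The union of the families $\sqrt\lambda\,b$ and $\sqrt{1-\lambda}\,b'$ is again in $\mathcal S(\Xi,\varepsilon)$, and its state is $\lambda\Lambda_b+(1-\lambda)\Lambda_{b'}$. So $\mathcal K=\{\Lambda_b:b\in\mathcal S(\Xi,\varepsilon)\}$ is convex. Condition \eqref{eq:F} makes $\Lambda_b$ close to $\psi_g$ on finitely many elements of $M_{\mathrm c}$. To apply the Hahn--Banach theorem we need closeness on elements of $M$; we get it by averaging over a small neighborhood of $1$, which requires that $\mathcal S$ be almost stable under $\alpha_s$.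

\begin{lemma}\label{lem:convex}
There is $b\in\mathcal S(\Xi,\varepsilon)$ with $\|\Lambda_b-\psi_g\|\le3\varepsilon$.
\end{lemma}

\begin{proof}
\emph{Claim: there is a neighborhood $O$ of $1$ in $G$ such that for $s\in O$ and $b\in\mathcal S(\Xi,\varepsilon/2)$, the family $\alpha_s(b)=(\alpha_s(b_j))$ lies in $\mathcal S(\Xi,\varepsilon)$ and $\|\Lambda_{\alpha_s(b)}-\Lambda_b\circ\alpha_s^{-1}\|\le\varepsilon$.}

Let $\chi\in\Xi$ and $\varphi=\chi\circ\alpha_g\circ\alpha_s=\chi_{gsg^{-1}}\circ\alpha_g$. Then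
\[
v_s^*\bigl(\chi_g^{1/2}\alpha_s(b_j)-\alpha_s(b_j)\chi^{1/2}\bigr)=\bigl(\varphi^{1/2}b_j-b_j\chi^{1/2}\bigr)+b_j\bigl(\chi^{1/2}-v_s^*\chi^{1/2}\bigr).
\]
The second terms have $\ell^2$-norm $\|\chi^{1/2}-v_s^*\chi^{1/2}\|$. For the first, let $\varepsilon''>0$. As $\chi\in\mathcal T$, $(1+\varepsilon'')^{-1}\varphi\le\chi_g\le(1+\varepsilon'')\varphi$ for $s$ near $1$, and \eqref{eq:comparison} with $A_j=\Delta_{\varphi,\chi}$, $B_j=\Delta_{\chi_g,\chi}$, $\zeta_j=b_j\chi^{1/2}$, $\delta=\varepsilon/2$ bounds the square of their $\ell^2$-norm by $\varepsilon^2/4+8\varepsilon''$. For small $\varepsilon''$ and $s$ near $1$ the total is at most $\varepsilon$, uniformly in $b$. Next, $\Lambda_{\alpha_s(b)}(y)=\sum_j\langle\alpha_s^{-1}(y)b_jv_s^*\psi^{1/2},b_jv_s^*\psi^{1/2}\rangle$ differs from $\Lambda_b(\alpha_s^{-1}(y))$ by at most $2\|y\|\|v_s^*\psi^{1/2}-\psi^{1/2}\|$, since $\xi\mapsto(b_j\xi)_j$ is an isometry. This proves the claim.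

The set $\mathcal K_\varepsilon=\{\varphi\in M_*:\operatorname{dist}(\varphi,\mathcal K)\le\varepsilon\}$ is convex and norm closed, hence $\sigma(M_*,M)$-closed by the Hahn--Banach theorem. Choose $c\in C_c(G)_+$ with $\int c=1$, support in $O$, and $\|\psi_g\circ A_c-\psi_g\|\le\varepsilon$. For finite $F\subset M_{\mathrm c}$ and $0<\varepsilon_1\le\varepsilon/2$ let $b\in\mathcal S(\Xi,\varepsilon_1)$ be given by Lemma~\ref{lem:family} for $(F,\varepsilon_1)$. By the claim, $\Lambda_b\circ\alpha_s^{-1}\in\mathcal K_\varepsilon$ for $s\in O$, so the average $\Lambda_b\circ A_c=\int c(s)\,\Lambda_b\circ\alpha_s^{-1}ds$ lies in $\mathcal K_\varepsilon$. Let $y\in M$ and $x=\alpha_g(A_c(y))\in M_{\mathrm c}$, so $A_c(y)=\theta(x)$. If $x\in F$, then by \eqref{eq:F} and the Cauchy--Schwarz inequality, $\Lambda_b(A_c(y))=\sum_j\langle\theta(x)b_j\psi^{1/2},b_j\psi^{1/2}\rangle$ is within $\varepsilon_1$ of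
\[
\sum_j\langle b_jx\psi^{1/2},b_j\psi^{1/2}\rangle=\psi(x)=\psi_g(A_c(y)).
\]
So $\Lambda_b\circ A_c\to\psi_g\circ A_c$ in $\sigma(M_*,M)$ as $F$ increases and $\varepsilon_1\to0$. Hence $\psi_g\circ A_c\in\mathcal K_\varepsilon$ and $\operatorname{dist}(\psi_g,\mathcal K)\le2\varepsilon$.
\end{proof}

\subsection{Random sums and truncation}

\begin{lemma}\label{lem:truncation}
Let $a_1\in M$ have polar decomposition $a_1=v|a_1|$, let $N>0$ and $a=v\min(|a_1|,N)$. If $\xi_1,\xi_2\in L^2(M)$ are fixed by $J$, then $\|a\xi_1-\xi_2a\|\le\|a_1\xi_1-\xi_2a_1\|$.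
\end{lemma}

\begin{proof}
The algebra $M_2(M)$ acts on the Hilbert space $M_2(L^2(M))$ of $2\times2$ matrices of vectors by left and by right matrix multiplication; these are a $*$-representation and a $*$-antirepresentation, and they commute. For $b\in M$ let $T_b=\left(\begin{smallmatrix}0&b^*\\b&0\end{smallmatrix}\right)$, and let $\hat\xi=\operatorname{diag}(\xi_1,\xi_2)$. The nonzero entries of $T_b\hat\xi-\hat\xi T_b$ are $b\xi_1-\xi_2b$ and $b^*\xi_2-\xi_1b^*=-J(b\xi_1-\xi_2b)$, so $\|T_b\hat\xi-\hat\xi T_b\|^2=2\|b\xi_1-\xi_2b\|^2$. Let $T=T_{a_1}$. We have $T^{2k+1}=T_{v|a_1|^{2k+1}}$, so approximation by odd polynomials gives $F(T)=T_{vF(|a_1|)}$ for every odd continuous $F$. For $F(t)=\max(-N,\min(t,N))$ this is $T_a$. Left and right multiplication by $T$ are commuting self-adjoint operators; let $\mu$ be their joint spectral measure on $\mathbb R^2$ for the vector $\hat\xi$. As $F$ is $1$-Lipschitz,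
\[
\|F(T)\hat\xi-\hat\xi F(T)\|^2=\int|F(s)-F(t)|^2d\mu\le\int|s-t|^2d\mu=\|T\hat\xi-\hat\xi T\|^2.\qedhere
\]
\end{proof}

In the model case, $\sum_jb_jb_j^*=1$. Now this operator is only bounded on a spectral projection $Q$ whose complement is small for $\psi_g$, and Lemma~\ref{lem:convex} is what shows that the vectors $b_j\psi^{1/2}$ have little mass outside $Q$.

\begin{lemma}\label{lem:random}
Let $N=528$. For every finite $\Xi\subset\mathcal T$ containing $\psi$ and every $\eta>0$ there is $a\in M$ with $\|a\|\le N$, $\psi(a^*a)\ge\frac12$ and $\|a\chi^{1/2}-\chi_g^{1/2}a\|^2\le\eta$ for $\chi\in\Xi$.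
\end{lemma}

\begin{proof}
Let $0<\varepsilon\le\sqrt2-1$ satisfy $13\varepsilon+|\Xi|\varepsilon^2/\eta\le\frac14$, and take $b$ from Lemma~\ref{lem:convex}. Choose a finite set $J_0$ of indices with $\sum_{j\in J_0}\|b_j\psi^{1/2}\|^2\ge1-\varepsilon$. All sums below are over $J_0$. Put $Z_0=\sum_jb_jb_j^*$, $R=64$ and $Q=1_{[0,R]}(Z_0)$. Since $\psi\in\Xi$, $\psi_g(Z_0)=\sum_j\|\psi_g^{1/2}b_j\|^2\le(1+\varepsilon)^2\le2$. From $R(1-Q)\le Z_0$ we get $\psi_g(1-Q)\le2/R$, and so
\[
\sum_j\|(1-Q)b_j\psi^{1/2}\|^2\le\Lambda_b(1-Q)\le\tfrac2R+3\varepsilon .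
\]
Let $a_\omega=\sum_j\omega_jb_j$ for $\omega\in\mathbb T^{J_0}$. By \eqref{eq:characters},
\[
\mathbb E\|a_\omega\psi^{1/2}\|^2\ge1-\varepsilon,\qquad\mathbb E\|(1-Q)a_\omega\psi^{1/2}\|^2\le\tfrac2R+3\varepsilon,\qquad\mathbb E\|\chi_g^{1/2}a_\omega-a_\omega\chi^{1/2}\|^2\le\varepsilon^2,
\]
and, since $0\le\sum_jb_j^*Qb_j\le1$ and $QZ_0Q\le R$,
\begin{align*}
\mathbb E\|a_\omega^*Qa_\omega\psi^{1/2}\|^2&=\Bigl\|\sum_jb_j^*Qb_j\psi^{1/2}\Bigr\|^2+\sum_{j\ne k}\|b_j^*Qb_k\psi^{1/2}\|^2\\
&\le1+\sum_k\langle QZ_0Qb_k\psi^{1/2},b_k\psi^{1/2}\rangle\le1+R=65 .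
\end{align*}
Therefore the function
\[
\|a_\omega\psi^{1/2}\|^2-4\|(1-Q)a_\omega\psi^{1/2}\|^2-\tfrac1{520}\|a_\omega^*Qa_\omega\psi^{1/2}\|^2-\tfrac1\eta\sum_{\chi\in\Xi}\|\chi_g^{1/2}a_\omega-a_\omega\chi^{1/2}\|^2
\]
has expectation at least $1-\frac18-\frac18-13\varepsilon-|\Xi|\varepsilon^2/\eta\ge\frac12$. Fix $\omega$ at which it is at least $\frac12$. Then $x_0=\|a_\omega\psi^{1/2}\|^2\ge\frac12$, and each subtracted term is at most $x_0$. So $a_1=x_0^{-1/2}a_\omega$ satisfies
\[
\|a_1\psi^{1/2}\|=1,\qquad\|(1-Q)a_1\psi^{1/2}\|\le\tfrac12,\qquad\|a_1^*Qa_1\psi^{1/2}\|\le(520/x_0)^{1/2}\le33,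
\]
and $\|\chi_g^{1/2}a_1-a_1\chi^{1/2}\|^2\le\eta$ for $\chi\in\Xi$.

Let $s=1_{(N,\infty)}(|a_1|)$, where $N=528=16\cdot33$. From $N^2s\le a_1^*a_1$ we get $\|s\psi^{1/2}\|\le1/N$. Put $x=\|a_1s\psi^{1/2}\|$. As $s$ commutes with $a_1^*a_1$,
\[
x^2=\langle s\psi^{1/2},a_1^*a_1\psi^{1/2}\rangle=\langle s\psi^{1/2},a_1^*Qa_1\psi^{1/2}\rangle+\langle a_1s\psi^{1/2},(1-Q)a_1\psi^{1/2}\rangle\le\tfrac1{16}+\tfrac x2\le\tfrac3{16}+\tfrac{x^2}2,
\]
so $x^2\le\frac38$. The truncation $a=v\min(|a_1|,N)$ has $\|a\|\le N$ and $\psi(a^*a)\ge\psi(a_1^*a_1(1-s))=1-x^2\ge\frac12$. Lemma~\ref{lem:truncation} with $\xi_1=\chi^{1/2}$, $\xi_2=\chi_g^{1/2}$ gives the last assertion.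
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:A}]
By Lemma~\ref{lem:I} we may assume that $g$ has (I), and we verify the hypothesis of Proposition~\ref{prop:criterion} for $\theta=\alpha_g^{-1}$. Suppose $\|a\chi^{1/2}-\chi_g^{1/2}a\|\le\delta$ for a normal state $\chi$. Applying $J$ gives $\|\chi^{1/2}a^*-a^*\chi_g^{1/2}\|\le\delta$. For $y\in M$, the number $\chi(ya)=\langle ya\chi^{1/2},\chi^{1/2}\rangle$ is within $\delta\|y\|$ of $\langle y\chi_g^{1/2}a,\chi^{1/2}\rangle=\langle y\chi_g^{1/2},\chi^{1/2}a^*\rangle$, which is within $\delta\|y\|$ of $\langle y\chi_g^{1/2},a^*\chi_g^{1/2}\rangle=\chi_g(ay)$. So $\|a\chi-\theta(\chi)a\|\le2\delta$. Given a finite $\Phi\subset M_*$ and $n$, Lemma~\ref{lem:T} provides a finite $\Xi\subset\mathcal T$ containing $\psi$ and, for each $\varphi\in\Phi$, a combination $\varphi'=\sum_{\chi\in\Xi}c_\chi\chi$ with $\|\varphi-\varphi'\|\le1/(4Nn)$. For $a$ as in Lemma~\ref{lem:random}, $\|a\varphi-\theta(\varphi)a\|\le\frac1{2n}+2\sqrt\eta\sum_\chi|c_\chi|\le\frac1n$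 if $\eta$ is small.
\end{proof}

\section{Triviality of $K$}\label{sec:B}

We prove Proposition~\ref{prop:B}. Assume that $\alpha$ is outer and that $K_0=K\cap(G\times\{0\})$ is discrete; we also view $K_0$ as a subgroup of $G$. We show that $\mathcal R$ commutes with $L^\infty(L)$. By Lemma~\ref{lem:R}(2) this gives $\mathcal R=Z=L^\infty(L)$, so every $\kappa\in K$ fixes all of $C_b(L)$ and $K=\{e\}$.

\subsection{The structure of $K$, and Fourier coefficients}

The homomorphism $\mathrm{pr}:K\to\mathbb R$, $(g,p)\mapsto p$, has kernel $K_0$, so the locally compact group $K/K_0$ maps continuously and injectively to $\mathbb R$. In particular it is abelian. By the structure theorem for locally compact abelian groups it has an open subgroup isomorphic to $\mathbb R^n\times C$ with $C$ compact. The only compact subgroup of $\mathbb R$ is $\{0\}$ and continuous homomorphisms $\mathbb R^n\to\mathbb R$ are linear, so injectivity forces $C$ to be trivial and $n\le1$. If $n=0$, then $K/K_0$ is discrete, $K_0$ is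 open in $K$, and $K$ is discrete. If $n=1$, the open subgroup is mapped homeomorphically onto $\mathbb R$; by injectivity it is all of $K/K_0$, and $\mathrm{pr}$ induces a topological isomorphism $K/K_0\cong\mathbb R$.

In both cases a discrete group is present, and an operator that commutes with the invariant functions can be expanded along it, as in the computation for discrete $G$.

\begin{lemma}\label{lem:cut}
Let $\Gamma$ be a closed discrete subgroup of a $\sigma$-compact locally compact group $Y$, let $O$ be an open neighborhood of the unit $e$ with $OO^{-1}\cap\Gamma=\{e\}$, and let $W=Oy_0$ with $y_0\in Y$. Let $\mathcal K$ be a Hilbert space, $(\lambda_\gamma\eta)(y)=\eta(\gamma^{-1}y)$ on $L^2(Y,\mathcal K)$, and let $r\in B(L^2(Y,\mathcal K))$ commute with $L^\infty(\Gamma\backslash Y)$. Then $\Gamma$ is countable, the operators $n_\gamma=\lambda_\gamma^*1_{\gamma W}r1_W$ commute with $L^\infty(Y)$, and $r1_W=\sum_{\gamma\in\Gamma}\lambda_\gamma n_\gamma$ strongly.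
\end{lemma}

\begin{proof}
Compact sets meet $\Gamma$ in finite sets, so $\Gamma$ is countable. If $\gamma o=\gamma'o'$ with $o,o'\in O$, then $\gamma'^{-1}\gamma\in OO^{-1}$; so the sets $\gamma W$ are disjoint. As $1_{\Gamma W}$ is $\Gamma$-invariant, $r1_W=1_{\Gamma W}r1_W=\sum_\gamma1_{\gamma W}r1_W$. Since $\lambda_\gamma^*1_{\gamma W}=1_W\lambda_\gamma^*$, we have $n_\gamma=1_Wn_\gamma1_W$. For $\phi\in L^\infty(Y)$ the function $\tilde\phi=\sum_\gamma(\phi1_W)(\gamma^{-1}\cdot)$ is bounded, $\Gamma$-invariant, and equal to $\phi$ on $W$. It commutes with $r$ and $\lambda_\gamma$, hence with $n_\gamma$, so $n_\gamma\phi=n_\gamma\tilde\phi=\tilde\phi n_\gamma=\phi n_\gamma$.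
\end{proof}

Countably many sets $W$ of this form cover $Y$. In both cases below we show that $r1_W=n_e$ and that it commutes with $L^\infty(L)$; then $(r\phi-\phi r)1_W=0$ for all $W$ and $\phi\in L^\infty(L)$, so $r\phi=\phi r$.

\subsection{The case where $K$ is discrete}

Let $r\in\mathcal R$ and apply Lemma~\ref{lem:cut} with $Y=L$, $\Gamma=K$. Let $\kappa=(c,q)\in K$, $\kappa\ne e$. The operator $m_\kappa=1_{\kappa W}r1_W$ lies in $\mathcal R$, and $n_\kappa=\lambda_\kappa^*m_\kappa$ commutes with $JMJ\otimes1$ and $L^\infty(L)$, so $n_\kappa\in M\bar\otimes L^\infty(L)$. If a field $T=(T_\ell)_\ell$ commutes with $m_\kappa$, then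
\begin{equation}\label{eq:shift}
n_\kappa T=(\lambda_\kappa^*T\lambda_\kappa)\,n_\kappa,\qquad\lambda_\kappa^*T\lambda_\kappa=(T_{\kappa\ell})_\ell .
\end{equation}
For $T=\pi(y)$ the shifted field is $\alpha_{ch}^{-1}(y)=\alpha_h^{-1}(\alpha_c^{-1}(y))$, so $n_\kappa\pi(y)=\pi(\alpha_c^{-1}(y))n_\kappa$. If $c\ne1$, then $\alpha_c^{-1}$ is not inner, and Lemma~\ref{lem:untwist}(2) gives $n_\kappa=0$. If $c=1$, then $q\ne0$, and the same lemma gives $n_\kappa=1\otimes\phi$. For $T=\mathbf U_t^\psi$ the shifted field is $e^{-itq}\mathbf U_t^\psi$, so $\phi=e^{-itq}\phi$ for all $t$, and $\phi=0$. Thus $r1_W=n_e$, which commutes with $L^\infty(L)$.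

\subsection{The case $K/K_0\cong\mathbb R$: reduction to operators over $\mathbb R$}

We shall again find $K=\{e\}$, which shows that this case does not occur. The difficulty is that the center no longer provides any localization in the variable $p$.

As $K_0$ is discrete, $\mathrm{pr}:K\to\mathbb R$ is a covering map. Let $s\mapsto k_s=(g_s,s)$ be the continuous lift of $\mathrm{id}_{\mathbb R}$ with $k_0=e$. The map $(s,t)\mapsto k_sk_tk_{s+t}^{-1}$ is continuous from the connected space $\mathbb R^2$ to the discrete space $K_0$, hence constant equal to $e$; so $s\mapsto g_s$ is a one-parameter subgroup of $G$. For $\kappa\in K_0$ the same argument applies to $s\mapsto\kappa k_s\kappa^{-1}k_s^{-1}$, so $\kappa$ commutes with all $g_s$. Also $K=K_0\{k_s:s\in\mathbb R\}$. Put $\delta_p=\alpha_{g_p}$.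

The homeomorphism $(a,p)\mapsto(g_pa,p)$ from $G\times\mathbb R$ to $L$ preserves the measure, by left invariance in each fiber. We use it as a change of coordinates. In the coordinates $(a,p)$, the element $k_s$ acts by $p\mapsto p+s$, an element $\kappa\in K_0$ acts by $a\mapsto\kappa a$, and for every faithful normal state $\chi$,
\[
\pi(y)=\bigl(\alpha_a^{-1}\delta_p^{-1}(y)\bigr)_{(a,p)},\qquad\mathbf U_t^\chi=\bigl(e^{-itp}\Delta^{it}_{\chi\delta_p\alpha_a,\chi}\bigr)_{(a,p)} .
\]
Functions of $a$ that are left $K_0$-invariant are $K$-invariant, hence in $Z$. Let $r\in\mathcal R$ and apply Lemma~\ref{lem:cut} with $Y=G$ (variable $a$), $\Gamma=K_0$ and $\mathcal K=L^2(\mathbb R,L^2(M))$. For $\kappa\in K_0$, including $\kappa=1$, we have $m_\kappa=1_{\kappa W}r1_W\in\mathcal R$ and $n_\kappa\in M\bar\otimes L^\infty(G)\bar\otimes B(L^2(\mathbb R))$. The unitary $\mathcal V=(v_a)_{(a,p)}$ normalizes this algebra: it normalizes $M\bar\otimes L^\infty(G)\otimes1$ by Lemma~\ref{lem:untwist}(1) and commutes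 with $1\otimes1\otimes B(L^2(\mathbb R))$. Put $\rho'=\mathcal Vn_\kappa\mathcal V^*$.

Conjugate \eqref{eq:shift} by $\mathcal V$. For $T=\pi(y)$ we get $\rho'(\delta_p^{-1}(y))_{(a,p)}=(\alpha_\kappa^{-1}\delta_p^{-1}(y))_{(a,p)}\rho'$. For $T=\mathbf U_t^\chi$, which commutes with $m_\kappa$ by Lemma~\ref{lem:R}(1), the fiber of $\mathcal V\lambda_\kappa^*T\lambda_\kappa\mathcal V^*$ is
\[
e^{-itp}v_a\Delta^{it}_{\chi\delta_p\alpha_\kappa\alpha_a,\chi}v_a^*=e^{-itp}\Delta^{it}_{\chi\delta_p\alpha_\kappa,\chi\alpha_a^{-1}}=Jd_{a,t}J\;e^{-itp}\Delta^{it}_{\chi\delta_p\alpha_\kappa,\chi},\qquad d_{a,t}=[D\chi\alpha_a^{-1}:D\chi]_t,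
\]
and the fiber of $\mathcal VT\mathcal V^*$ is the same expression with $\kappa$ replaced by $1$. The field $(Jd_{a,t}J)_{(a,p)}$ is strongly continuous, lies in $M'\bar\otimes L^\infty(G)\otimes1$, and so commutes with $\rho'$; it cancels from both sides. Let $D_{\chi,\kappa}$ be the operator on $L^2(\mathbb R,L^2(M))$ given by Lemma~\ref{lem:fields} for the field $e^{-p}\Delta_{\chi\delta_p\alpha_\kappa,\chi}$. The relations that remain involve only fields that do not depend on $a$, so they pass to every slice $\rho\in M\bar\otimes B(L^2(\mathbb R))$ of $\rho'$ in the factor $L^2(G)$: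
\begin{equation}\label{eq:rho}
\rho\,(\delta_p^{-1}(y))_p=(\alpha_\kappa^{-1}\delta_p^{-1}(y))_p\,\rho,\qquad\rho D_{\chi,1}^{it}=D_{\chi,\kappa}^{it}\rho
\end{equation}
for all $y\in M$, $t\in\mathbb R$ and all faithful normal states $\chi$.

\begin{lemma}\label{lem:decomposable}
Let $\kappa\in K_0$. Every $\rho\in M\bar\otimes B(L^2(\mathbb R))$ that satisfies the second relation in \eqref{eq:rho} for all $t$ and $\chi$ lies in $M\bar\otimes L^\infty(\mathbb R)$.
\end{lemma}

Granting the lemma, we finish the case. Since $\alpha_\kappa$ and $\delta_p$ commute, the first relation reads $\rho\pi_j(y)=\pi_j(\alpha_\kappa^{-1}(y))\rho$ with $j(p)=g_p$. For $\kappa\ne1$, outerness and Lemma~\ref{lem:untwist}(2) give $\rho=0$ for all slices, so $n_\kappa=0$. Hence $r1_W=n_1$. For $\kappa=1$ and $\phi\in L^\infty(\mathbb R)$, all slices of $\rho'\phi-\phi\rho'$ vanish, so $\rho'$ commutes with $L^\infty(\mathbb R)$, and so does $n_1=\mathcal V^*\rho'\mathcal V$. It also commutes with $L^\infty(G)$, hence with $L^\infty(G)\bar\otimes L^\infty(\mathbb R)=L^\infty(L)$.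 This proves Proposition~\ref{prop:B}.

\subsection{Proof of Lemma~\ref{lem:decomposable}}

Put $E(p)=e^{-p/2}v_{g_p}^*$, so that $(e^{-p}\chi\delta_p)^{1/2}=E(p)\chi^{1/2}$ and $(e^{-p}\chi\delta_p\alpha_\kappa)^{1/2}=v_\kappa^*E(p)\chi^{1/2}$. Throughout, $f,f'\in L^2(\mathbb R)$ have compact support.

\emph{Step 1: the exchange relation.} For all $\xi,\eta\in L^2(M)$,
\begin{equation}\label{eq:exchange}
\bigl\langle\rho\,(E(p)\xi\,f(p))_p,\;J\eta\otimes f'\bigr\rangle=\bigl\langle\rho(\eta\otimes f),\;\bigl((Jv_\kappa^*E(p')\xi)\,f'(p')\bigr)_{p'}\bigr\rangle .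
\end{equation}
First let $\xi=\chi^{1/2}$ with $\chi$ a faithful normal state, and $\eta=\chi^{1/2}z^*$ with $z\in M$, so $J\eta=z\chi^{1/2}$. By Lemma~\ref{lem:fields} and \eqref{eq:Delta}, $D_{\chi,1}^{1/2}(\chi^{1/2}\otimes f)=(E(p)\chi^{1/2}f(p))_p$ and $D_{\chi,\kappa}^{1/2}(z\chi^{1/2}\otimes f')=\zeta z$, where $\zeta(p')=v_\kappa^*E(p')\chi^{1/2}f'(p')$ and $z$ acts by right multiplication in each fiber. By \eqref{eq:stone}, $\rho D_{\chi,1}^{1/2}\subset D_{\chi,\kappa}^{1/2}\rho$. As $\rho$ commutes with right multiplications, the left side of \eqref{eq:exchange} equals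
\[
\langle D_{\chi,\kappa}^{1/2}\rho(\chi^{1/2}\otimes f),z\chi^{1/2}\otimes f'\rangle=\langle\rho(\chi^{1/2}\otimes f),\zeta z\rangle=\langle\rho(\chi^{1/2}z^*\otimes f),\zeta\rangle .
\]
This is the right side, because $v_\kappa^*E(p')\chi^{1/2}$ lies in the cone and is fixed by $J$. By density of $\chi^{1/2}M$, \eqref{eq:exchange} holds for all $\eta$. Both sides are linear and continuous in $\xi$. The vectors $\chi^{1/2}$ with $\chi$ a faithful normal state span a dense subspace, since the cone spans $L^2(M)$ and $\varphi\mapsto\varphi^{1/2}$ is continuous. So \eqref{eq:exchange} holds for all $\xi$.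

\emph{The idea.} Suppose that $\rho$ is an integral operator with a norm continuous kernel $\rho(p',p)\in M$. Then \eqref{eq:exchange} says that the bounded bilinear form $\beta(\xi,\eta)=\langle\rho(p',p)\xi,J\eta\rangle$ satisfies $\beta(E(p)\xi,\eta)=\beta(\eta,v_\kappa^*E(p')\xi)$. So $\beta(\xi,\eta)=\beta(\eta,S\xi)=\beta(S\xi,S\eta)$ with $S=v_\kappa^*E(p')E(p)^{-1}$, which is $e^{-(p'-p)/2}$ times a unitary. Hence $\|\beta\|=e^{-(p'-p)}\|\beta\|$, and $\beta=0$ for $p\ne p'$. A general $\rho$ has no kernel. We localize $p$ and $p'$ in small intervals, and we let $\xi,\eta$ depend on $(p,p')$ through power series, so that $S$ can still be iterated.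

\emph{Step 2: power series.} Put
\[
T(f,f';\xi,\eta)=\langle\rho(\xi\otimes f),J\eta\otimes f'\rangle,
\]
which is linear in $f,\xi,\eta$ and antilinear in $f'$, with $|T|\le\|\rho\|\|f\|\|f'\|\|\xi\|\|\eta\|$. Write $v_{g_p}=e^{ipX}$ by Stone's theorem. Fix $B>0$ and let $L^2_B=1_{[-B,B]}(X)L^2(M)$. On $L^2_B$ we have $E(p)=e^{-pY}$ with $Y=\frac12+iX$ bounded, $\|Y\|\le C:=\frac12+B$. The unitary $v_\kappa$ commutes with all $v_{g_p}$, so it preserves $L^2_B$ and commutes with $Y$.

Fix $p_0,p_0'\in\mathbb R$ and $r_0>0$, suppose that $f$ and $f'$ are supported in $[p_0-r_0,p_0+r_0]$ and $[p_0'-r_0,p_0'+r_0]$, and let $x=p-p_0$, $x'=p'-p_0'$. Let $\mathcal A$ be the space of formal power series $a=\sum_{k,l}x^kx'^la_{kl}$ with $a_{kl}\in L_B^2$ and $\|a\|_{\mathcal A}=\sum_{k,l}\|a_{kl}\|r_0^{k+l}<\infty$; vectors of $L^2_B$ are the constant series. For $a,b\in\mathcal A$ put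
\[
\tilde T(a,b)=\sum_{k,l,m,n}T(x^{k+m}f,x'^{\,l+n}f';a_{kl},b_{mn}),\qquad\text{so}\qquad|\tilde T(a,b)|\le\|\rho\|\|f\|\|f'\|\,\|a\|_{\mathcal A}\|b\|_{\mathcal A},
\]
because $\|x^if\|\le r_0^i\|f\|$ and $\|x'^if'\|\le r_0^i\|f'\|$. Write $E(p)=\sum_ix^iE_i$ with $E_i=E(p_0)(-Y)^i/i!$ and $E(p')=\sum_ix'^iE_i'$ with $E'_i=E(p_0')(-Y)^i/i!$, and expand $E(-p)$, $E(-p')$ in the same way with $Y$ replaced by $-Y$. These series have commuting coefficients with $\sum_i\|E_i\|r_0^i<\infty$, so they act on $\mathcal A$ by Cauchy products as commuting bounded operators, and $E(p)E(-p)=E(p')E(-p')=1$ on $\mathcal A$. Expanding both sides of \eqref{eq:exchange}, and using that $x'$ is real, so that $J$ passes through its powers, we get for $\xi,\eta\in L^2_B$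
\[
\sum_iT(x^if,f';E_i\xi,\eta)=\sum_iT(f,x'^if';\eta,v_\kappa^*E_i'\xi).
\]
This holds for all $f,f'$ with the given supports. Apply it to $x^{k+m}f$, $x'^{\,l+n}f'$, $\xi=a^-_{kl}$, $\eta=b_{mn}$ for $a^-,b\in\mathcal A$, and sum over $k,l,m,n$; all series converge absolutely. The result is $\tilde T(E(p)a^-,b)=\tilde T(b,v_\kappa^*E(p')a^-)$. With $a^-=E(-p)a$,
\[
\tilde T(a,b)=\tilde T(b,Sa),\qquad S=v_\kappa^*E(p')E(-p).
\]
Applying this twice gives $\tilde T(a,b)=\tilde T(Sa,Sb)$. As $S$ is invertible on $\mathcal A$, with inverse $v_\kappa E(-p')E(p)$, we get $\tilde T(a,b)=\tilde T(S^ja,S^jb)$ for all $j\in\mathbb Z$.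

\emph{Step 3: the estimate.} Let $s=p_0'-p_0$. Then $S^j=v_\kappa^{-j}E(js)\,e^{-jx'Y}e^{jxY}$, and $\|E(js)\xi\|=e^{-js/2}\|\xi\|$. So for $\xi\in L^2_B$,
\[
\|S^j\xi\|_{\mathcal A}\le\sum_{k,l}\frac{(|j|Cr_0)^{k+l}}{k!\,l!}\,e^{-js/2}\|\xi\|=e^{-js/2+2|j|Cr_0}\|\xi\|,
\]
and for $\xi,\eta\in L_B^2$ and $j\in\mathbb Z$,
\[
|T(f,f';\xi,\eta)|=|\tilde T(S^j\xi,S^j\eta)|\le\|\rho\|\|f\|\|f'\|\|\xi\|\|\eta\|\,e^{-js+4|j|Cr_0}.
\]
If $4Cr_0<|s|$, let $|j|\to\infty$ with $js>0$: then $T(f,f';\xi,\eta)=0$.

Now let $f,f'$ have disjoint compact supports at distance $d>0$, and take $r_0$ with $4Cr_0<d$. Cut $f$ and $f'$ into finitely many pieces, each supported in an interval of radius $r_0$ centered at a point of the support of $f$, respectively $f'$. For any two pieces $|s|\ge d>4Cr_0$, so $T(f,f';\xi,\eta)=0$ for $\xi,\eta\in L_B^2$. The union of the spaces $L^2_B$ is dense, so $(1\otimes f')^*\rho(1\otimes f)=0$. Thus $1_{C_2}\rho1_{C_1}=0$ for disjoint compact sets $C_1,C_2\subset\mathbb R$. By inner regularity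 of Lebesgue measure, $1_{\mathbb R\setminus B_1}\rho1_{B_1}=0=1_{B_1}\rho1_{\mathbb R\setminus B_1}$ for every Borel set $B_1$, so $\rho1_{B_1}=1_{B_1}\rho1_{B_1}=1_{B_1}\rho$. Hence $\rho$ commutes with $L^\infty(\mathbb R)$ and with $M'\otimes1$, and $\rho\in M\bar\otimes L^\infty(\mathbb R)$. \qed

\begin{thebibliography}{9}

\bibitem{Morando}
Basile Morando, \emph{Strictly outer actions of locally compact groups: beyond the full factor case}, arXiv:2407.11738 (2024).

\bibitem{Takesaki}
Takesaki, \emph{Theory of Operator Algebras II}.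

\end{thebibliography}
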